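\title{The Hopf axiom for representations of general linear groups over compact discrete valuation rings}

\begin{abstract}
Let $\mathfrak{o}$ be a complete discrete valuation ring with finite residue field. The Grothendieck groups of smooth complex representations of the groups $\mathrm{GL}_n(\mathfrak{o})$, $n\ge 0$, carry a multiplication and a comultiplication defined by the product $e_Ue_V$ of the idempotents of two opposite unipotent block subgroups. We prove the conjecture, posed by Crisp, Meir and Onn, that these operations define a PSH-algebra in the sense of Zelevinsky. The axiom in question is that the comultiplication is a ring homomorphism. We prove it for the automorphism groups of the objects of any additive category with split idempotents whose Hom groups are finite $p$-groups. The proof is an induction along ideals of the category. Each step is either Clifford theory for a linear character or the factoring out of a Heisenberg representation, and the induction ends at general linear groups over finite fields.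
\end{abstract}

\section{Introduction}

\subsection{The problem}

All representations in this paper are complex and finite-dimensional. For a finite group $H$ we write $R(H)$ for the Grothendieck group of its representations, $\langle\pi,\pi'\rangle=\dim\operatorname{Hom}_H(\pi,\pi')$ for the inner product that makes the irreducible representations orthonormal, and $e_H=|H|^{-1}\sum_{h\in H}h$. We identify $R(H_1\times H_2)$ with $R(H_1)\otimes R(H_2)$.

Let $\mathfrak{o}$ be a complete discrete valuation ring with maximal ideal $\mathfrak{p}=(\pi)$ and finite residue field $\Bbbk$ of order $q$. Put $\mathfrak{o}_\ell=\mathfrak{o}/\mathfrak{p}^\ell$ and $G_n^\ell=\mathrm{GL}_n(\mathfrak{o}_\ell)$. Inflation along the quotient maps gives inclusions $\operatorname{Rep}(G_n^\ell)\hookrightarrow\operatorname{Rep}(G_n^{\ell+1})$, and the category of smooth representations of $\mathrm{GL}_n(\mathfrak{o})$ is the direct limit of this system. Let $R_n^{\mathfrak{o},\ell}=R(G_n^\ell)$ for $n\ge1$, let $R_0^{\mathfrak{o},\ell}=\mathbb{Z}$, and put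
\[
R^{\mathfrak{o}}=\bigoplus_{n\ge0}R_n^{\mathfrak{o}}=\varinjlim_\ell\ \bigoplus_{n\ge0}R_n^{\mathfrak{o},\ell}.
\]
Embed $G_m^\ell\times G_n^\ell$ in $G_{m+n}^\ell$ as the block-diagonal matrices. Let $U_{m,n}^\ell$ be the group of upper unitriangular block matrices for the block sizes $(m,n)$, and let $V_{m,n}^\ell$ be its transpose. For $\rho\in R_m^{\mathfrak{o},\ell}$, $\sigma\in R_n^{\mathfrak{o},\ell}$ and $\chi\in R_n^{\mathfrak{o},\ell}$ define
\begin{align*}
\rho\cdot_\ell\sigma&=\mathbb{C}G^\ell_{m+n}\,e_{U^\ell_{m,n}}e_{V^\ell_{m,n}}\otimes_{\mathbb{C}(G^\ell_m\times G^\ell_n)}(\rho\otimes\sigma)\ \in\ R^{\mathfrak{o},\ell}_{m+n},\\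
\Delta_\ell(\chi)&=\sum_{m=0}^{n}e_{U^\ell_{m,n-m}}e_{V^\ell_{m,n-m}}\,\mathbb{C}G_n^\ell\otimes_{\mathbb{C}G_n^\ell}\chi\ \in\ \bigoplus_{m=0}^nR^{\mathfrak{o},\ell}_m\otimes R^{\mathfrak{o},\ell}_{n-m},
\end{align*}
where the $m$-th summand of $\Delta_\ell(\chi)$ is a representation of $G_m^\ell\times G_{n-m}^\ell$. These maps are compatible with the inclusions as $\ell$ varies, and they define an associative multiplication and a coassociative comultiplication $\Delta$ on $R^{\mathfrak{o}}$.

Recall Zelevinsky's definition. A \emph{PSH-algebra} is a graded connected Hopf algebra $A=\bigoplus_{n\ge0}A_n$ over $\mathbb{Z}$ with $A_0=\mathbb{Z}$, together with a distinguished $\mathbb{Z}$-basis of homogeneous elements, such that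
\begin{itemize}
\item (positivity) the multiplication, comultiplication, unit and counit have nonnegative structure constants with respect to the basis;
\item (self-adjointness) for the inner product that makes the basis orthonormal, the multiplication and comultiplication are adjoint to each other, and so are the unit and counit.
\end{itemize}
In $R^{\mathfrak{o}}$ the distinguished basis consists of the classes of irreducible representations. It is known that the operations above satisfy all of these axioms except possibly the \emph{Hopf axiom}, which says that $\Delta$ is a ring homomorphism. The conjecture that $R^{\mathfrak{o}}$ is a PSH-algebra is posed in \cite{CMO}. We prove it.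

\begin{theorem}\label{thm:psh}
The operations above equip $R^{\mathfrak{o}}$ with the structure of a PSH-algebra.
\end{theorem}

\subsection{Why two idempotents}\label{sec:why}

Write $G,L,U,V$ for $G^\ell_{m+n}$, $G^\ell_m\times G^\ell_n$, $U^\ell_{m,n}$, $V^\ell_{m,n}$. If one uses $e_U$ in place of $e_Ue_V$, the product becomes parabolic induction $\operatorname{Ind}_{LU}^G$ and the comultiplication takes $U$-invariants. For $\ell=1$ these are Harish-Chandra induction and restriction, they satisfy the Hopf axiom by a theorem of Zelevinsky \cite[\S9]{Zel}, and they agree with $\cdot_1$ and $\Delta_1$ (Proposition~\ref{prop:HL}). So Theorem~\ref{thm:psh} extends the Hopf axiom from level one to all levels. For $\ell\ge2$ the second idempotent cannot be dropped.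

\begin{example}\label{ex:naive}
Let $m=n=1$ and let $t$ be the trivial character of $G_1^\ell=\mathfrak{o}_\ell^\times$. With $e_U$ alone, the product of $t$ with itself is the permutation representation on $G/LU=\mathbb{P}^1(\mathfrak{o}_\ell)$, whose points are $[b:1]$ with $b\in\mathfrak{o}_\ell$ and $[1:a]$ with $a\in\mathfrak{p}/\mathfrak{p}^\ell$. Its dimension $q^{\ell-1}(q+1)$ depends on $\ell$, so this product is not compatible with inflation. The Hopf axiom fails as well. Since $\Delta(t)=t\otimes1+1\otimes t$, the axiom and Frobenius reciprocity would give $\langle t\cdot t,t\cdot t\rangle=\langle t\otimes t,\Delta(t)^2\rangle=2$. But the inner product is the number of $LU$-orbits on $\mathbb{P}^1(\mathfrak{o}_\ell)$, which is $\ell+1$: the points $[b:1]$ form one orbit, and the points $[1:a]$ are classified by the valuation of $a$. With $e_Ue_V$, compatibility with inflation shows that $t\cdot_\ell t$ is the permutation representation on $\mathbb{P}^1(\Bbbk)$, and the inner product is $2$.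
\end{example}

In general the Hopf axiom says that the component of $\Delta(\rho\cdot\sigma)$ in bidegree $(m',n')$ is a sum indexed by the $2\times2$ matrices of nonnegative integers with row sums $(m,n)$ and column sums $(m',n')$. This is a Mackey formula whose index set does not depend on $\ell$. The bimodule $\mathbb{C}Ge_Ue_V$ is not presented as an induction from a subgroup, and the example shows that the number of parabolic double cosets grows with $\ell$, so the formula cannot be read off from Mackey's double coset formula. We reduce the level by Clifford theory instead. The stabilizers that appear are no longer general linear groups over the rings $\mathfrak{o}_\ell$, and this forces a more general setting.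

\subsection{The general setting}

Fix a prime $p$.

\begin{definition}
A \emph{$p$-finite category} is an essentially small additive category $\mathcal{C}$ in which idempotents split and all Hom groups are finite $p$-groups.
\end{definition}

Let $G_M=\operatorname{Aut}(M)$ for an object $M$ of $\mathcal{C}$. Given a decomposition $M=M_1\oplus M_2$, we write endomorphisms of $M$ as $2\times2$ matrices with $(a,b)$ entry in $\operatorname{Hom}(M_b,M_a)$, and put
\[
U=1+\operatorname{Hom}(M_2,M_1),\qquad V=1+\operatorname{Hom}(M_1,M_2),\qquad L=G_{M_1}\times G_{M_2}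
\]
for the upper unitriangular, lower unitriangular and diagonal subgroups of $G=G_M$. The group $L$ normalizes $U$ and $V$, so $e_U$ and $e_V$ commute with $\mathbb{C}L$. For representations $\rho$ of $L$ and $\pi$ of $G$ put
\begin{equation}\label{eq:ir}
i_{M_1,M_2}(\rho)=\mathbb{C}Ge_Ue_V\otimes_{\mathbb{C}L}\rho,\qquad r_{M_1,M_2}(\pi)=e_Ue_V\mathbb{C}G\otimes_{\mathbb{C}G}\pi=e_Ue_V\pi .
\end{equation}
Let $R(\mathcal{C})=\bigoplus_{[M]}R(G_M)$, the sum over the isomorphism classes of objects. An isomorphism $M\cong M'$ identifies $R(G_M)$ with $R(G_{M'})$, and the identification does not depend on the isomorphism, because inner automorphisms act trivially on $R(G_M)$. For $x\in R(G_{M_1})$, $y\in R(G_{M_2})$ and $z\in R(G_M)$ define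
\[
x\cdot y=i_{M_1,M_2}(x\otimes y),\qquad \Delta(z)=\sum_{M_1\oplus M_2\cong M}r_{M_1,M_2}(z),
\]
where the sum runs over the pairs of isomorphism classes $([M_1],[M_2])$ with $M_1\oplus M_2\cong M$. There are finitely many such pairs by the Krull--Schmidt theorem (Section~\ref{sec:cat}). The product on $R(\mathcal{C})\otimes R(\mathcal{C})$ is $(x\otimes x')(y\otimes y')=xy\otimes x'y'$.

\begin{theorem}\label{thm:cat}
For every $p$-finite category $\mathcal{C}$ and all $x,y\in R(\mathcal{C})$ we have $\Delta(xy)=\Delta(x)\Delta(y)$.
\end{theorem}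

\begin{proof}[Proof of Theorem~\ref{thm:psh} from Theorem~\ref{thm:cat}]
Let $p$ be the characteristic of $\Bbbk$. The category of free $\mathfrak{o}_\ell$-modules of finite rank is $p$-finite: its Hom groups have order a power of $q$, and idempotents split because finitely generated projective modules over a local ring are free. For this category $(R(\mathcal{C}),\cdot,\Delta)$ is $(\bigoplus_nR_n^{\mathfrak{o},\ell},\cdot_\ell,\Delta_\ell)$. Any two elements of $R^{\mathfrak{o}}$ come from a common level $\ell$, and the operations are compatible with the inclusions, so Theorem~\ref{thm:cat} gives the Hopf axiom on $R^{\mathfrak{o}}$. A graded connected bialgebra has an antipode, and the remaining axioms are known, as recalled above (see also Remark~\ref{rem:other}).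
\end{proof}

\subsection{The method}

We prove a refinement, Theorem~\ref{thm:data}, for representations on which a congruence subgroup $1+I(M)$ acts through a prescribed linear character $\Theta_M$; here $I$ is an ideal of $\mathcal{C}$ inside the radical. Theorem~\ref{thm:cat} is the case $I=0$. When $I$ is the whole radical, $\Theta_M$ extends to $G_M$, and twisting by the extension reduces the statement to finite fields (Sections \ref{sec:field} and~\ref{sec:rad}). Otherwise we enlarge $I$ minimally to an ideal $I'$. The commutator in $1+I'(M)$ defines a pairing on $I'/I$, which is either trivial or nondegenerate (Section~\ref{sec:pairing}). In both cases we construct a new category, with a smaller quotient $\operatorname{End}(M)/I(M)$, and a bijection between irreducible representations that preserves both operations (Sections \ref{sec:A} and~\ref{sec:B}). Section~\ref{sec:example} shows the idea for $\mathrm{GL}_2(\mathfrak{o}_2)$.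

\section{Preliminaries}

\subsection{Radical and ideals of a $p$-finite category}\label{sec:cat}

We recall the standard facts that we use. Let $\mathcal{C}$ be $p$-finite. An \emph{ideal} $I$ of $\mathcal{C}$ is a family of subgroups $I(P,Q)\subset\operatorname{Hom}(P,Q)$ closed under composition with arbitrary morphisms on both sides. We write $I(P)=I(P,P)$. A morphism between direct sums lies in $I$ if and only if all of its matrix entries do.

The \emph{radical} is the ideal $\operatorname{rad}(P,Q)=\{f:\ 1_P-gf\text{ is invertible for all }g\colon Q\to P\}$. The group $\operatorname{rad}(P)$ is the Jacobson radical of the finite ring $\operatorname{End}(P)$, so it is nilpotent. Conversely, an ideal $I$ with $I(P)$ nilpotent for all $P$ lies in $\operatorname{rad}$, because $gf\in I(P)$ is nilpotent for $f\in I(P,Q)$. For an ideal $I\subset\operatorname{rad}$, the set $1+I(P)$ is a normal $p$-subgroup of $G_P$.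

Since endomorphism rings are finite and idempotents split, every object is a finite direct sum of indecomposables, and the endomorphism ring of an indecomposable is local. Hence the Krull--Schmidt theorem holds: the indecomposable summands are unique up to isomorphism and order, and in particular summands can be canceled. For indecomposable $A,B$, the group $\operatorname{rad}(A,B)$ consists of the non-isomorphisms. Let $A_i$ be representatives of the indecomposables. Then $k_i=\operatorname{End}(A_i)/\operatorname{rad}(A_i)$ is a finite division ring whose additive group is a $p$-group, so it is a finite field of characteristic $p$. For $P\cong\bigoplus_iA_i^{n_i}$ we have $\operatorname{End}(P)/\operatorname{rad}(P)\cong\prod_iM_{n_i}(k_i)$, and since invertibility can be tested modulo the radical,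
\begin{equation}\label{eq:units}
G_P/(1+\operatorname{rad}(P))\cong\prod_i\mathrm{GL}_{n_i}(k_i).
\end{equation}

For an object $M$ with $E=\operatorname{End}(M)$, let $\operatorname{add}(M)$ be the full subcategory of direct summands of the objects $M^r$. It is $p$-finite, has finitely many indecomposables up to isomorphism, and is equivalent to the category of pairs $(r,\varepsilon)$ with $\varepsilon=\varepsilon^2\in M_r(E)$ and
\begin{equation}\label{eq:pairs}
\operatorname{Hom}((r,\varepsilon),(s,\eta))=\eta M_{s\times r}(E)\varepsilon .
\end{equation}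
An ideal $\mathfrak{a}$ of $\operatorname{add}(M)$ is then given by $\eta M_{s\times r}(\mathfrak{a}(M))\varepsilon$, so $\mathfrak{a}\mapsto\mathfrak{a}(M)$ is a bijection from the ideals of $\operatorname{add}(M)$ to the two-sided ideals of $E$, compatible with inclusions and products.

Finally, let $I\subset\operatorname{rad}$ be an ideal, $M=M_1\oplus M_2$ and $K=1+I(M)$. Write $K_H=K\cap H$ for a subgroup $H$ of $G_M$. An element of $K$ is a matrix with $a\in1+I(M_1)$, $d\in1+I(M_2)$ and $b,c\in I$, and
\begin{equation}\label{eq:factor}
\begin{pmatrix}a&b\\c&d\end{pmatrix}=\begin{pmatrix}1&bd^{-1}\\0&1\end{pmatrix}\begin{pmatrix}a-bd^{-1}c&0\\0&d\end{pmatrix}\begin{pmatrix}1&0\\d^{-1}c&1\end{pmatrix}.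
\end{equation}
The three factors are determined by the product: its entries $d$, $b$, $c$, $a$ give in turn the second diagonal block, the two unipotent factors, and the first diagonal block. So multiplication is a bijection $K_U\times K_L\times K_V\to K$.

\subsection{Adjunction}

Let $G$ be a finite group and let $*$ be the involution $(\sum a_gg)^*=\sum\bar a_gg^{-1}$ of $\mathbb{C}G$. Unitary models of the irreducible representations identify $\mathbb{C}G$, as a $*$-algebra, with a product of matrix algebras. The product $e_Ue_V$ of two projections need not be a projection, and the next lemma is the tool that replaces idempotency.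

\begin{lemma}\label{lem:star}
For $x,z,a\in\mathbb{C}G$ we have $\mathbb{C}Gx=\mathbb{C}Gx^*x$, and $azz^*=0$ implies $az=0$. There is a unique self-adjoint idempotent $e$ with $\mathbb{C}Gx=\mathbb{C}Ge$, and it acts on every unitary representation as the orthogonal projection onto $(\ker x)^\perp$.
\end{lemma}

\begin{proof}
It suffices to work in a matrix algebra $\mathbb{M}$. There $\mathbb{M}x=\{y:\ker x\subset\ker y\}$, so $\mathbb{M}x$ determines $\ker x$ and is determined by it. Now $\ker x^*x=\ker x$, and a self-adjoint idempotent is determined by its kernel. If $azz^*=0$, then $(az)(az)^*=azz^*a^*=0$, so $az=0$.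
\end{proof}

For the rest of this section $U,V,L$ are subgroups of $G$ such that $L$ normalizes $U$ and $V$, and $i$, $r$ are defined by \eqref{eq:ir}.

\begin{lemma}\label{lem:adj}
We have $\langle i(\rho),\pi\rangle=\langle\rho,r(\pi)\rangle$. Hence $\langle xy,z\rangle=\langle x\otimes y,\Delta(z)\rangle$ in $R(\mathcal{C})$.
\end{lemma}

\begin{proof}
Let $x=e_Ue_V$ and let $e$ be as in Lemma~\ref{lem:star}. For $l\in L$, the element $lel^{-1}$ is a self-adjoint idempotent, and it generates $\mathbb{C}Gel^{-1}=\mathbb{C}Gxl^{-1}=\mathbb{C}Glxl^{-1}=\mathbb{C}Gx$. So $e$ commutes with $L$, and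
\[
\operatorname{Hom}_G(\mathbb{C}Ge\otimes_{\mathbb{C}L}\rho,\pi)=\operatorname{Hom}_L(\rho,\operatorname{Hom}_G(\mathbb{C}Ge,\pi))=\operatorname{Hom}_L(\rho,e\pi).
\]
For unitary $\pi$ we have $e\pi=(\ker x)^\perp=x^*\pi=e_Ve_U\pi$. The $L$-equivariant map $e_U$ sends $x^*v$ to $e_Ue_Ve_Uv=xx^*v$. It is injective on $x^*\pi$, since $xx^*v=0$ implies $x^*v=0$, and its image is $xx^*\pi=x\pi$. So $e\pi\cong e_Ue_V\pi$ as representations of $L$.
\end{proof}

Call a subgroup $R'\subset R(\mathcal{C})$ a \emph{based subsystem} if it is spanned by a set of irreducible representations, $R'\cdot R'\subset R'$, and $\Delta(R')\subset R'\otimes R'$. In each reduction step one of the two operations is easier to follow than the other, and the following corollary supplies the other one.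

\begin{corollary}\label{cor:transport}
Let $\Phi\colon R'\to R''$ be a linear map between based subsystems that restricts to a bijection of the bases of irreducible representations. Then $\Phi$ commutes with the products if and only if $(\Phi\otimes\Phi)\Delta=\Delta\Phi$.
\end{corollary}

\begin{proof}
The maps $\Phi$ and $\Phi\otimes\Phi$ are bijective isometries. By Lemma~\ref{lem:adj}, for $x,y,z\in R'$,
\[
\langle\Phi(x)\Phi(y)-\Phi(xy),\Phi(z)\rangle=\langle\Phi(x)\otimes\Phi(y),\ \Delta\Phi(z)-(\Phi\otimes\Phi)\Delta(z)\rangle .
\]
Each of the two conditions says that this number vanishes for all $x,y,z$.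
\end{proof}

\subsection{Passing to the stabilizer of a character}

For a linear character $\theta$ of a subgroup $K$ let $e_\theta=|K|^{-1}\sum_{h\in K}\theta(h)^{-1}h$, a self-adjoint idempotent. If $K$ is normal in $G$, let $G_\theta$ be the stabilizer of $\theta$ under conjugation, and put $H_\theta=H\cap G_\theta$ for a subgroup $H$. We use Clifford's theorem in the following form. Induction from $G_\theta$ to $G$ is a bijection from the irreducible representations of $G_\theta$ on which $K$ acts by the scalars $\theta$ to the irreducible representations of $G$ whose restriction to $K$ contains $\theta$; and the constituents of the restriction to $K$ of an irreducible representation of $G$ form a single $G$-orbit. The next lemma says that $i$ is compatible with this bijection. It is here that the two idempotents cooperate: between $e_U$ and $e_V$, a character of the diagonal part of $K$ grows into a character of $K$.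

\begin{lemma}\label{lem:clifford}
Let $K$ be a normal subgroup of $G$ such that multiplication $K_U\times K_L\times K_V\to K$ is bijective. Let $\theta$ be a linear character of $K$ that is trivial on $K_U$ and $K_V$, and let $\theta_L$ be its restriction to $K_L$.
\begin{enumerate}
\item[(a)] $e_Ue_Ve_{\theta_L}=e_Ue_\theta e_V$.
\item[(b)] If $G_\theta=G$ and $K_L$ acts on $\rho$ by $\theta_L$, then $K$ acts on $i(\rho)$ by $\theta$.
\item[(c)] For every representation $\rho$ of $L_\theta$ on which $K_L$ acts by $\theta_L$,
\[
i\bigl(\operatorname{Ind}_{L_\theta}^L\rho\bigr)\cong\operatorname{Ind}_{G_\theta}^G\bigl(\mathbb{C}G_\theta\,e_{U_\theta}e_{V_\theta}\otimes_{\mathbb{C}L_\theta}\rho\bigr).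
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The hypotheses give $e_\theta=e_{K_U}e_{\theta_L}e_{K_V}$. Since $e_{\theta_L}\in\mathbb{C}L$ commutes with $e_V$, we get $e_Ue_Ve_{\theta_L}=e_Ue_{\theta_L}e_V=e_Ue_{K_U}e_{\theta_L}e_{K_V}e_V=e_Ue_\theta e_V$.

For (b) and (c), note that $e_{\theta_L}$ is a central idempotent of $\mathbb{C}L_\theta$ that acts on $\rho$ as the identity. Hence $B\otimes_{\mathbb{C}L_\theta}\rho=Be_{\theta_L}\otimes_{\mathbb{C}L_\theta}\rho$ for every right $\mathbb{C}L_\theta$-module $B$.

(b) Here $e_\theta$ is central in $\mathbb{C}G$, so (a) gives $i(\rho)=\mathbb{C}Ge_Ue_\theta e_V\otimes\rho=e_\theta\, i(\rho)$.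

(c) By (a), $i(\operatorname{Ind}_{L_\theta}^L\rho)=\mathbb{C}Ge_Ue_V\otimes_{\mathbb{C}L_\theta}\rho=\mathbb{C}Ge_Ue_\theta e_V\otimes_{\mathbb{C}L_\theta}\rho$. We shrink $U$ and $V$ one at a time. For $g\in G$ the element $e_\theta ge_\theta=g(g^{-1}e_\theta g)e_\theta$ equals $ge_\theta$ if $g\in G_\theta$, and it is $0$ otherwise, since the idempotents of distinct characters of $K$ are orthogonal. Therefore
\[
e_\theta e_Ue_\theta=\frac{|U_\theta|}{|U|}\,e_{U_\theta}e_\theta,\qquad e_\theta e_Ve_\theta=\frac{|V_\theta|}{|V|}\,e_{V_\theta}e_\theta .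
\]
Lemma~\ref{lem:star} with $x=e_Ue_\theta$ gives $\mathbb{C}Ge_Ue_\theta=\mathbb{C}Ge_\theta e_Ue_\theta=\mathbb{C}Ge_{U_\theta}e_\theta$, and so $\mathbb{C}Ge_Ue_\theta e_V=\mathbb{C}Ge_{U_\theta}e_\theta e_V$. Right multiplication by $e_\theta$ on this space commutes with the left action of $G$ and the right action of $L_\theta$. It is injective by Lemma~\ref{lem:star} with $z=e_\theta e_V$, because $aze_\theta=azz^*$. Its image is $\mathbb{C}Ge_{U_\theta}e_\theta e_Ve_\theta=\mathbb{C}Ge_{U_\theta}e_{V_\theta}e_\theta$. Part (a) applies to $G_\theta\supset K$ and its subgroups $U_\theta,V_\theta,L_\theta$; as $e_\theta$ is central in $\mathbb{C}G_\theta$, it gives $e_{U_\theta}e_{V_\theta}e_\theta=e_{U_\theta}e_{V_\theta}e_{\theta_L}$. Hence $i(\operatorname{Ind}_{L_\theta}^L\rho)\cong\mathbb{C}Ge_{U_\theta}e_{V_\theta}\otimes_{\mathbb{C}L_\theta}\rho$, which is the right-hand side of (c).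
\end{proof}

\section{The Hopf axiom for $\mathrm{GL}_2(\mathfrak{o}_2)$}\label{sec:example}

Let $G=\mathrm{GL}_2(\mathfrak{o}_2)$, let $L$ be the diagonal subgroup, and let $\chi_1,\chi_2$ be characters of $\mathfrak{o}_2^\times$. Since $\Delta(\chi_j)=\chi_j\otimes1+1\otimes\chi_j$, the Hopf axiom says that the component of $\Delta(\chi_1\chi_2)$ in bidegree $(1,1)$ is $\chi_1\otimes\chi_2+\chi_2\otimes\chi_1$. By Lemma~\ref{lem:adj} this is equivalent to
\begin{equation}\label{eq:gl2}
\langle\chi_1\chi_2,\chi_1'\chi_2'\rangle=\delta_{\chi_1,\chi_1'}\delta_{\chi_2,\chi_2'}+\delta_{\chi_1,\chi_2'}\delta_{\chi_2,\chi_1'}\qquad\text{for all }\chi_1',\chi_2'.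
\end{equation}
Fix a nontrivial additive character $\psi$ of $\Bbbk$. The normal subgroup $K=1+\pi M_2(\mathfrak{o}_2)$ is isomorphic to the additive group $M_2(\Bbbk)$. Its characters are $\theta_A(1+\pi x)=\psi(\operatorname{tr}A\bar x)$ with $A\in M_2(\Bbbk)$, and $G$ permutes them by conjugating $A$. Define $a_j\in\Bbbk$ by $\chi_j(1+\pi x)=\psi(a_j\bar x)$, and let $\theta=\theta_A$ with $A=\operatorname{diag}(a_1,a_2)$. Then $\theta$ is trivial on $K_U$ and $K_V$, agrees with $\chi=\chi_1\otimes\chi_2$ on $K_L$, and is fixed by $L$. Lemma~\ref{lem:clifford} gives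
\[
\chi_1\chi_2=\operatorname{Ind}_{G_\theta}^G\rho,\qquad\rho=\mathbb{C}G_\theta e_{U_\theta}e_{V_\theta}\otimes_{\mathbb{C}L}\chi,
\]
where $K$ acts on $\rho$ by $\theta$. Define $a_j'$, $A'$, $\rho'$ from $\chi_1',\chi_2'$ in the same way. If the multisets $\{a_1,a_2\}$ and $\{a_1',a_2'\}$ differ, then $A$ and $A'$ are not conjugate, and both sides of \eqref{eq:gl2} vanish. Two cases remain.

\emph{The case $a_1\ne a_2$.} The centralizer of $A$ is diagonal, so $G_\theta=LK$, $U_\theta=K_U$ and $V_\theta=K_V$. Then $\rho=\mathbb{C}[LK]e_\theta\otimes_{\mathbb{C}L}\chi$. The space $\mathbb{C}[LK]e_\theta$ has dimension $|L/K_L|$ and is the image of $\mathbb{C}Le_{\theta_L}$ under multiplication by $e_\theta$, so the two are isomorphic as $L$-bimodules, and $\rho$ is the linear character $lh\mapsto\chi(l)\theta(h)$ of $LK$. Thus $\chi_1\chi_2$ is irreducible of dimension $q(q+1)$. If $A'=A$, Clifford's theorem gives $\langle\chi_1\chi_2,\chi_1'\chi_2'\rangle=\langle\rho,\rho'\rangle=\delta_{\chi_1,\chi_1'}\delta_{\chi_2,\chi_2'}$, and the second term of \eqref{eq:gl2} vanishes because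 $a_1\ne a_2'$. If $A'=\operatorname{diag}(a_2,a_1)$, we first conjugate $\rho'$ by the permutation matrix $w$, which exchanges $\chi_1'$ and $\chi_2'$, and obtain the second term, while the first vanishes.

\emph{The case $a_1=a_2=a_1'=a_2'$.} Now $G_\theta=G$ and Clifford theory gives nothing. But $\det(1+\pi x)=1+\pi\operatorname{tr}x$, so $\eta=\chi_1\circ\det$ extends $\theta$ to $G$, and $\eta$ is trivial on $U$ and $V$. Hence $r(\eta\otimes\pi)=(\chi_1\otimes\chi_1)\otimes r(\pi)$, and twisting by $\eta^{-1}$ reduces \eqref{eq:gl2} to characters that are trivial on $1+\mathfrak{p}$ and to representations of $G/K=\mathrm{GL}_2(\Bbbk)$. There the product is parabolic induction by Proposition~\ref{prop:HL}, and the two terms of \eqref{eq:gl2} are the contributions of the two Bruhat cells to Mackey's formula.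

Three features of this computation shape the general proof. First, for $\mathrm{GL}_n(\mathfrak{o}_2)$ the stabilizer of $\theta_A$ is the preimage of the centralizer of $A$ in $\mathrm{GL}_n(\Bbbk)$. It is the automorphism group of the pair $(\mathfrak{o}_2^n,A)$ in an additive category, and such pairs have direct sums; this is the reason for $p$-finite categories. Second, the character $\theta$ has to be carried along, until it can be extended and twisted away. Third, at higher levels the next congruence subgroup need not act through an abelian quotient (Example~\ref{ex:heis}).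

\section{Characters of ideals}\label{sec:data}

The family of characters that we carry along must be invariant under conjugation, trivial on the off-diagonal unipotent groups, and multiplicative on direct sums. All three properties follow from one identity, modeled on $\det(1+fg)=\det(1+gf)$.

\begin{definition}\label{def:datum}
A \emph{datum} is a triple $(\mathcal{C},I,\Theta)$, where $\mathcal{C}$ is a $p$-finite category, $I\subset\operatorname{rad}$ is an ideal, and $\Theta$ is a family of homomorphisms $\Theta_P\colon1+I(P)\to\mathbb{C}^\times$ such that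
\begin{equation}\label{eq:trace}
\Theta_P(1+fg)=\Theta_Q(1+gf)\qquad(f\colon Q\to P,\ g\colon P\to Q,\ f\in I\text{ or }g\in I).
\end{equation}
Let $R_\Theta(G_P)\subset R(G_P)$ be the span of the irreducible representations on which $1+I(P)$ acts by the scalars $\Theta_P$, and put $R(\mathcal{C},I,\Theta)=\bigoplus_{[P]}R_\Theta(G_P)$.
\end{definition}

\begin{lemma}\label{lem:datum}
Let $(\mathcal{C},I,\Theta)$ be a datum.
\begin{enumerate}
\item[(a)] $\Theta_Q(1+gxg^{-1})=\Theta_P(1+x)$ for every isomorphism $g\colon P\to Q$ and $x\in I(P)$. In particular $\Theta_P$ is $G_P$-invariant.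
\item[(b)] $\Theta_{P_1\oplus P_2}$ is trivial on $1+I(P_2,P_1)$ and on $1+I(P_1,P_2)$, and it restricts to $\Theta_{P_1}\times\Theta_{P_2}$ on $(1+I(P_1))\times(1+I(P_2))$.
\item[(c)] For every ordered decomposition $P=P_1\oplus\dots\oplus P_s$, the character $\Theta_P$ is trivial on the upper unitriangular matrices with off-diagonal entries in $I$.
\item[(d)] $R(\mathcal{C},I,\Theta)$ is a based subsystem of $R(\mathcal{C})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply \eqref{eq:trace} to the morphisms $gx$ and $g^{-1}$.

(b) Let $\iota_a,\pi_a$ be the inclusions and projections. For $x\in I(P_b,P_a)$, \eqref{eq:trace} gives $\Theta_{P_1\oplus P_2}(1+\iota_ax\pi_b)=\Theta_{P_b}(1+\pi_b\iota_ax)$, which is $1$ if $a\ne b$ and $\Theta_{P_a}(1+x)$ if $a=b$.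

(c) Put $P'=P_2\oplus\dots\oplus P_s$. Such a matrix is a product $(1+x)\operatorname{diag}(1,u')$ with $x\in I(P',P_1)$ and $u'$ a matrix of the same kind for $P'$. Use (b) and induction on $s$.

(d) By (a), $R_\Theta(G_P)$ is compatible with isomorphisms. By \eqref{eq:factor}, (a) and (b), Lemma~\ref{lem:clifford}(b) applies to $K=1+I(P_1\oplus P_2)$ and $\theta=\Theta_{P_1\oplus P_2}$, and it gives closure under the product. If $K$ acts on $\pi$ by $\theta$, then $K_L$ acts on the subspace $r(\pi)$ by $\Theta_{P_1}\times\Theta_{P_2}$, which gives closure under $\Delta$.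
\end{proof}

\begin{theorem}\label{thm:data}
Let $(\mathcal{C},I,\Theta)$ be a datum and let $M=M_1\oplus M_2$ in $\mathcal{C}$. Then $\Delta(xy)=\Delta(x)\Delta(y)$ for all $x\in R_\Theta(G_{M_1})$ and $y\in R_\Theta(G_{M_2})$.
\end{theorem}

For $I=0$ this is Theorem~\ref{thm:cat}. We prove Theorem~\ref{thm:data} by induction on the number $|\operatorname{End}(M)/I(M)|$, over all data at once. Both sides of the identity involve only the groups $G_P$ for direct summands $P$ of $M$: on the right, if $M_1=P_1\oplus Q_1$ and $M_2=P_2\oplus Q_2$, products are formed for $P_1\oplus P_2$ and $Q_1\oplus Q_2$. So we may replace $\mathcal{C}$ by $\operatorname{add}(M)$. This matters, because it lets us choose ideals of $\mathcal{C}$ by choosing ideals of the single finite ring $E=\operatorname{End}(M)$.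

\section{Finite fields}\label{sec:field}

Let $k$ be a finite field and $R(k)=\bigoplus_nR(\mathrm{GL}_n(k))$. For $G=\mathrm{GL}_{a+b}(k)$ let $L=\mathrm{GL}_a(k)\times\mathrm{GL}_b(k)$, $U=U_{a,b}$ and $V=V_{a,b}$ be the block subgroups. Harish-Chandra induction sends a representation $\sigma$ of $L$ to $\operatorname{Ind}_{LU}^G\sigma$, with $U$ acting trivially on $\sigma$; by Frobenius reciprocity it is adjoint to $\pi\mapsto\pi^U$. Zelevinsky's theorem \cite[\S9]{Zel} states that $R(k)$ is a Hopf algebra with Harish-Chandra induction as product and with $\Delta^{\mathrm{HC}}(\pi)=\sum_m\pi^{U_{m,n-m}}$ as comultiplication. To use it we must show that $e_Ue_V\pi$ is all of $\pi^U$.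

\begin{proposition}[a case of Howlett--Lehrer \cite{HL}]\label{prop:HL}
For every representation $\pi$ of $G$, the maps $e_V\colon\pi^U\to\pi^V$ and $e_U\colon\pi^V\to\pi^U$ are bijective. Consequently, for the category of finite-dimensional $k$-vector spaces, $\Delta=\Delta^{\mathrm{HC}}$, the product is Harish-Chandra induction, and $\Delta(xy)=\Delta(x)\Delta(y)$.
\end{proposition}

\begin{proof}
The first statement gives $e_Ue_V\pi=e_U\pi^V=\pi^U$, so $\Delta=\Delta^{\mathrm{HC}}$; the two products agree because each is adjoint to this map. It remains to prove the first statement. The permutation of the two blocks conjugates the pair $(V_{a,b},U_{a,b})$ to $(U_{b,a},V_{b,a})$. So if $e_V\colon\pi^U\to\pi^V$ is injective for all $(a,b)$ and $\pi$, then both maps are injective, the dimensions agree, and both are bijective. We prove this injectivity, assuming $a,b\ge1$. Call an irreducible representation $\sigma$ of $\mathrm{GL}_m(k)$, $m\ge1$, \emph{cuspidal} if $\sigma^{U_{m',m-m'}}=0$ for $0<m'<m$, that is, if $\Delta^{\mathrm{HC}}(\sigma)=\sigma\otimes1+1\otimes\sigma$. Let $[\sigma]$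 denote the $\sigma$-isotypic part. We treat cuspidal isotypic parts first, where at most two representations $\pi$ are involved, and then factor the general map into such maps.

\emph{Step 1: $e_V$ is injective on $\pi^U[\sigma]$ if $\sigma=\sigma_1\otimes\sigma_2$ with $\sigma_1,\sigma_2$ cuspidal.} We may take $\pi$ irreducible. By Zelevinsky's theorem, $\Delta^{\mathrm{HC}}(\sigma_1\sigma_2)=(\sigma_1\otimes1+1\otimes\sigma_1)(\sigma_2\otimes1+1\otimes\sigma_2)$. So $\dim\operatorname{End}_G(\operatorname{Ind}_{LU}^G\sigma)=\langle\sigma,(\operatorname{Ind}_{LU}^G\sigma)^U\rangle$ is $1$ if $\sigma_1\not\cong\sigma_2$ (in particular if $a\ne b$) and $2$ if $\sigma_1\cong\sigma_2$. Thus $\operatorname{Ind}_{LU}^G\sigma$ is multiplicity free with one or two constituents. By Frobenius reciprocity, $\pi^U[\sigma]\cong\sigma$ if $\pi$ is a constituent, and $\pi^U[\sigma]=0$ otherwise. Since $e_V$ commutes with $L$, it is either zero or injective on $\pi^U[\sigma]$.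

Let $\varepsilon_\sigma\in\mathbb{C}L$ be the central idempotent of $\sigma$. Multiplication $V\times U\times L\to G$ is injective, so the coefficient of $1$ in $e_Ve_U\varepsilon_\sigma$ is $(\dim\sigma)^2/|V||U||L|\ne0$. Hence $e_V$ is nonzero on $e_U\varepsilon_\sigma\pi=\pi^U[\sigma]$ for at least one irreducible $\pi$. This settles the case $\sigma_1\not\cong\sigma_2$.

Let $a=b$ and $\sigma_1=\sigma_2=\sigma_0$, with constituents $\pi_1,\pi_2$. We need a relation that excludes vanishing on just one of them. Let $w=w^{-1}$ be the permutation of the two blocks, so that $wUw^{-1}=V$, and put $X=e_Uwe_U$. Then $e_Ve_U=we_Uwe_U=wX$, and $Xl=(wlw^{-1})X$ for $l\in L$. So $X$ preserves $\pi_j^U[\sigma]\cong\sigma_0\otimes\sigma_0$. The flip $s$ of the two tensor factors satisfies the same relation as $X$, so $s^{-1}X$ commutes with $L$, and Schur's lemma gives $X=t_js$ on $\pi_j^U[\sigma]$ with $t_j\in\mathbb{C}$. Choose $y\in\mathbb{C}L$ that acts as $s$ on $\sigma$ and as $0$ on the other irreducible representations of $L$. The image of $yX$ on $\pi$ lies in $\pi^U[\sigma]$, so $yX$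 has trace $t_j\dim\sigma$ on $\pi_j$ and trace $0$ on the other irreducible representations of $G$. On the other hand $yX$ is supported on $LUwU$, which does not contain $1$ as $w\notin LU$. So the trace of $yX$ on the regular representation vanishes:
\[
t_1\dim\pi_1+t_2\dim\pi_2=0 .
\]
On $\pi^U$ we have $e_V=e_Ve_U=wX$. By the previous paragraph $t_1,t_2$ are not both zero, so both are nonzero, and $e_V$ is injective on $\pi_j^U[\sigma]$.

\emph{Step 2: chains of exchanges.} Let $k^{a+b}=Y_1\oplus\dots\oplus Y_s$ with $Y_i\neq0$, let $L_0=\prod\mathrm{GL}(Y_i)$, and let $\sigma=\bigotimes\sigma_i$ be an irreducible representation of $L_0$ with all $\sigma_i$ cuspidal. For a total order $\prec$ on $\{1,\dots,s\}$ let $U_\prec=1+\bigoplus_{i\prec j}\operatorname{Hom}(Y_j,Y_i)$, and put $X_{ij}=1+\operatorname{Hom}(Y_j,Y_i)$. Suppose that $\prec'$ arises from $\prec$ by exchanging neighbors $i\prec j$. The group $U_1=U_\prec\cap U_{\prec'}$ is the unitriangular group of the decomposition in which $Y_i$ and $Y_j$ are merged. It is normalized by $\mathrm{GL}(Y_i\oplus Y_j)$, and $U_\prec=U_1X_{ij}$,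 $U_{\prec'}=U_1X_{ji}$. Step 1, applied to the representation $\pi^{U_1}$ of $\mathrm{GL}(Y_i\oplus Y_j)$, shows that $e_{X_{ji}}$ maps $\pi^{U_\prec}[\sigma]=(\pi^{U_1})^{X_{ij}}[\sigma]$ injectively to $\pi^{U_{\prec'}}[\sigma]$.

Let $\prec_0,\dots,\prec_N$ be a chain of such exchanges in which each pair is exchanged at most once, and let $X_l$ be the group $X_{ji}$ of the $l$-th step. Then $j\prec_Ni$, so $X_l\subset U_{\prec_N}$. For $v\in\pi^{U_{\prec_0}}[\sigma]$ the vector $e_{X_N}\cdots e_{X_1}v$ lies in $\pi^{U_{\prec_N}}$, so it equals $e_{U_{\prec_N}}e_{X_N}\cdots e_{X_1}v=e_{U_{\prec_N}}v$. Hence $e_{U_{\prec_N}}$ is injective on $\pi^{U_{\prec_0}}[\sigma]$.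

\emph{Step 3: the general case.} Suppose that the kernel of $e_V$ on $\pi^U$ is nonzero. It is $L$-stable; let $\xi$ be an irreducible $L$-submodule of it. Among the pairs of compositions of $a$ and of $b$ such that $\xi$ has nonzero invariants under the corresponding upper unitriangular block group $U_0\subset L$, choose one with the largest number of blocks. Let $L_0$ be its block-diagonal group and $\sigma\subset\xi^{U_0}$ an irreducible $L_0$-submodule. All tensor factors of $\sigma$ are cuspidal, since otherwise a block could be refined. Let $0\ne v\in\sigma$. Then $UU_0=U_\prec$ for the standard order, so $v\in\pi^{U_\prec}[\sigma]$; and $VU_0=U_{\prec'}$, where $\prec'$ puts the blocks of $k^b$ before those of $k^a$ and keeps the order inside each. Moving the blocks of $k^b$ one after another past the blocks of $k^a$ gives a chain as in Step 2 from $\prec$ to $\prec'$. So $0\ne e_{VU_0}v=e_Ve_{U_0}v=e_Vv=0$, a contradiction.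
\end{proof}

\section{The case $I=\operatorname{rad}$}\label{sec:rad}

Let $(\mathcal{C},\operatorname{rad},\Theta)$ be a datum. We need a substitute for the character $\chi_1\circ\det$ of Section~\ref{sec:example}: an extension of $\Theta_P$ to $G_P$ that does not disturb $e_U$ and $e_V$ and is multiplicative on direct sums. Multiplicativity will follow from a uniqueness statement.

\begin{lemma}\label{lem:ext}
For each object $P$ there is a unique linear character $\hat\Theta_P$ of $G_P$ that has $p$-power order, extends $\Theta_P$, and is trivial on $1+\operatorname{Hom}(P_2,P_1)$ for every decomposition $P=P_1\oplus P_2$. The family $\hat\Theta$ is compatible with isomorphisms, and $\hat\Theta_{P_1\oplus P_2}$ restricts to $\hat\Theta_{P_1}\times\hat\Theta_{P_2}$ on $G_{P_1}\times G_{P_2}$.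
\end{lemma}

\begin{proof}
Let $K=1+\operatorname{rad}(P)$, so that $G_P/K=\prod_i\mathrm{GL}_{n_i}(k_i)$ by \eqref{eq:units}.

\emph{An extension of $p$-power order.} Write $P=B_1\oplus\dots\oplus B_s$ with $B_a$ indecomposable, and let $\mathcal{U}\subset G_P$ be the upper unitriangular group. Its image in $G_P/K$ is the product of the full upper unitriangular groups of the factors, which is a Sylow $p$-subgroup because $k_i$ has characteristic $p$. So $S=K\mathcal{U}$ is a $p$-group of index $m$ prime to $p$. Put $\chi(hu)=\Theta_P(h)$ for $h\in K$, $u\in\mathcal{U}$. This is well defined by Lemma~\ref{lem:datum}(c), and it is multiplicative by Lemma~\ref{lem:datum}(a), since $huh'u'=h(uh'u^{-1})uu'$. Now apply the transfer. Let $t_1,\dots,t_m$ represent the cosets $G_P/S$ and write $gt_a=t_{g(a)}s_a(g)$ with $s_a(g)\in S$. Since $s_a(gg')=s_{g'(a)}(g)s_a(g')$, the function $\chi'(g)=\prod_a\chi(s_a(g))$ is a linear character of $G_P$, of $p$-power order. For $h\in K$ we have $s_a(h)=t_a^{-1}ht_a$, so $\chi'(h)=\Theta_P(h)^m$. If $mm'\equiv1$ modulo $|K|$, then $\hat\Theta=(\chi')^{m'}$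 extends $\Theta_P$.

\emph{Triviality on unipotent groups.} Let $P=P_1\oplus P_2$, and let $a_i,b_i$ be the multiplicities of $A_i$ in $P_1,P_2$. The group $U$ is isomorphic to the additive group $\operatorname{Hom}(P_2,P_1)$, and $\hat\Theta$ is trivial on $1+\operatorname{rad}(P_2,P_1)$ by Lemma~\ref{lem:datum}(b). So $\hat\Theta|_U$ is a product of additive characters $\kappa_i$ of the spaces $M_{a_i\times b_i}(k_i)$. Since $\hat\Theta$ is invariant under conjugation by $L$, and $L$ maps onto $\prod_i\mathrm{GL}_{a_i}(k_i)\times\mathrm{GL}_{b_i}(k_i)$, we have $\kappa_i(g_1xg_2^{-1})=\kappa_i(x)$. Let $a_i,b_i\ge1$.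
\begin{itemize}
\item If $|k_i|\ge3$, take for $g_1$ a scalar $\lambda\ne0,1$. Then $\kappa_i((\lambda-1)x)=1$ for all $x$, so $\kappa_i=1$.
\item If $k_i=\mathbb{F}_2$, then $\kappa_i(x)=(-1)^{\operatorname{tr}(xy)}$ for a matrix $y$ with $g_2^{-1}yg_1=y$. The columns of $y$ are fixed by $\mathrm{GL}_{b_i}(\mathbb{F}_2)$ and the rows by $\mathrm{GL}_{a_i}(\mathbb{F}_2)$. For $d\ge2$, $\mathrm{GL}_d(\mathbb{F}_2)$ permutes the nonzero row or column vectors transitively and fixes none. So $\kappa_i=1$ if $\max(a_i,b_i)\ge2$.
\item There remains $k_i=\mathbb{F}_2$ and $a_i=b_i=1$; then $p=2$ and $n_i=2$. The value of $\kappa_i$ at the nonzero element is the sign $\hat\Theta(1+\iota_1\varphi\pi_2)$ for a decomposition $P=B_1\oplus B_2\oplus P'$ with $B_1\cong B_2\cong A_i$ and an isomorphism $\varphi\colon B_2\to B_1$. Let $(\tilde B_1,\tilde B_2,\tilde P',\tilde\varphi)$ be a second such system. Take any isomorphism $\gamma\colon B_2\to\tilde B_2$, the isomorphism $\tilde\varphi\gamma\varphi^{-1}\colon B_1\to\tilde B_1$, and an isomorphism $P'\to\tilde P'$, which exists by cancellation.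 Their direct sum is an element of $G_P$ that conjugates $\iota_1\varphi\pi_2$ to $\tilde\iota_1\tilde\varphi\tilde\pi_2$. So the sign $s_i$ does not depend on the decomposition.
\end{itemize}
For each $i$ with $s_i=-1$, multiply $\hat\Theta$ by the sign character of the factor $\mathrm{GL}_2(\mathbb{F}_2)\cong S_3$ of $G_P/K$. This character has order $2=p$ and is trivial on $K$. It is $-1$ on elements of order $2$, so it corrects $\kappa_i$ when $a_i=b_i=1$; it does not change $\kappa_j$ for $j\ne i$; and it is trivial on $U$ when $(a_i,b_i)$ is $(2,0)$ or $(0,2)$. The resulting character has all three properties.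

\emph{Uniqueness.} The quotient of two such characters is a character of $G_P/K$ of $p$-power order. It is trivial on elementary matrices, which are images of elements $1+\iota_ax\pi_b\in1+\operatorname{Hom}(\bigoplus_{c\ne a}B_c,B_a)$. Elementary matrices generate $\mathrm{SL}_{n_i}(k_i)$, so the character factors through the determinants to a product of groups $k_i^\times$, which has order prime to $p$. Hence it is trivial. Compatibility with isomorphisms follows from uniqueness and Lemma~\ref{lem:datum}(a).

\emph{Direct sums.} The restriction of $\hat\Theta_{P_1\oplus P_2}$ to $G_{P_1}$ has $p$-power order and extends $\Theta_{P_1}$. If $P_1=Q_1\oplus Q_2$, it is trivial on $1+\operatorname{Hom}(Q_2,Q_1)\subset1+\operatorname{Hom}(Q_2\oplus P_2,Q_1)$. So it is $\hat\Theta_{P_1}$. The same argument applies to $P_2$.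
\end{proof}

The third property does not follow from the first two: for vector spaces over $\mathbb{F}_2$, where $\operatorname{rad}=0$, the sign character of $\mathrm{GL}_2(\mathbb{F}_2)$ has order $2$ and extends $\Theta=1$.

\begin{proposition}\label{prop:base}
Let $(\mathcal{C},\operatorname{rad},\Theta)$ be a datum in which $\mathcal{C}$ has finitely many indecomposables $A_i$ up to isomorphism. There is a linear map $\bigotimes_iR(k_i)\to R(\mathcal{C},\operatorname{rad},\Theta)$ that is bijective on irreducible representations and commutes with the products and with $\Delta$. Hence $\Delta(xy)=\Delta(x)\Delta(y)$ on $R(\mathcal{C},\operatorname{rad},\Theta)$.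
\end{proposition}

\begin{proof}
The quotient category $\bar{\mathcal{C}}=\mathcal{C}/\operatorname{rad}$ is equivalent to the product of the categories of finite-dimensional $k_i$-vector spaces. It has the same isomorphism classes and direct sums as $\mathcal{C}$, and $\operatorname{Aut}_{\bar{\mathcal{C}}}(P)=G_P/(1+\operatorname{rad}(P))$. The map $\rho\mapsto\hat\Theta_P\otimes\rho$ is a bijection from the irreducible representations of this quotient to the basis of $R_\Theta(G_P)$. Let $\bar U,\bar V$ be the images of $U,V$, which are the corresponding groups for $\bar{\mathcal{C}}$. Since $\hat\Theta_P$ is trivial on $U$ and $V$, the elements $e_U,e_V$ act on $\hat\Theta_P\otimes\rho$ as $e_{\bar U},e_{\bar V}$ act on $\rho$. By the last claim of Lemma~\ref{lem:ext}, $r(\hat\Theta_P\otimes\rho)=(\hat\Theta_{P_1}\times\hat\Theta_{P_2})\otimes r(\rho)$. So the bijection commutes with $\Delta$, and with products by Corollary~\ref{cor:transport}. In $\bar{\mathcal{C}}$ the groups $G,L,U,V$ are products over $i$, and $e_U,e_V$ are tensor products, so $R(\bar{\mathcal{C}})=\bigotimes_iR(k_i)$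 with the operations taken factor by factor. The Hopf identity holds in each factor by Proposition~\ref{prop:HL}, hence in the tensor product.
\end{proof}

\section{The commutator pairing}\label{sec:pairing}

From now on $(\mathcal{C},I,\Theta)$ is a datum with $\mathcal{C}=\operatorname{add}(M)$, $E=\operatorname{End}(M)$ and $I(M)\ne\operatorname{rad}(E)$. Choose an ideal $I'$ with $I\subsetneq I'\subset\operatorname{rad}$ such that $I'(M)/I(M)$ is a minimal nonzero ideal of $E/I(M)$. Then no ideal of $\mathcal{C}$ lies strictly between $I$ and $I'$. Put $J(P,Q)=I'(P,Q)/I(P,Q)$. If $\operatorname{rad}\cdot I'+I$ were equal to $I'$, then $J(M,M)=\operatorname{rad}(E)^nJ(M,M)$ for all $n$, which is impossible as $\operatorname{rad}(E)$ is nilpotent. The same holds on the other side, so by minimality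
\begin{equation}\label{eq:radkills}
\operatorname{rad}\cdot I'+I'\cdot\operatorname{rad}\subset I,\qquad\text{and in particular}\qquad I'\cdot I'\subset I .
\end{equation}

We want to know how $1+I'(P)$ acts on representations in $R_\Theta(G_P)$. This is governed by the values of $\Theta_P$ on commutators. To compare different objects, we define the relevant pairing for morphisms between two objects; it measures the failure of \eqref{eq:trace} when neither factor lies in $I$. Let $\mathfrak{c}\supset I'$ be an ideal with $\mathfrak{c}I'+I'\mathfrak{c}\subset I$. By \eqref{eq:radkills}, $\mathfrak{c}=\operatorname{rad}$ is allowed; a larger $\mathfrak{c}$ is needed in Section~\ref{sec:B}. For $f\in\mathfrak{c}(P,Q)$ and $y\in I'(Q,P)$ put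
\[
\beta(f,y)=\Theta_Q(1+fy)\,\Theta_P(1+yf)^{-1},
\]
and let $\gamma$ be the restriction of $\beta$ to $f\in I'$.

\begin{lemma}\label{lem:beta}
\begin{enumerate}
\item[(a)] $\beta$ is biadditive and depends only on $f$ and $y$ modulo $I$.
\item[(b)] $\beta(af,y)=\beta(f,ya)$ and $\beta(fa,y)=\beta(f,ay)$ for all morphisms $a$ of $\mathcal{C}$ for which the compositions make sense.
\item[(c)] $\gamma(x,x)=1$ for $x\in I'(P)$.
\item[(d)] If $f\in\mathfrak{c}(P)$, $1+f\in G_P$ and $x\in I'(P)$, then $[1+f,1+x]\in1+I(P)$ and $\Theta_P([1+f,1+x])=\beta(f,x)$, where $[g,h]=ghg^{-1}h^{-1}$.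
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:trace}, $\beta(f,y)=1$ if $f\in I$ or $y\in I$. Put $\tilde f=(1+fy)^{-1}f=f(1+yf)^{-1}$ and $\tilde y=y(1+fy)^{-1}=(1+yf)^{-1}y$. Since $fy,yf\in I$, we have $\tilde f\equiv f$ and $\tilde y\equiv y$ modulo $I$. The identities
\[
1+fy+fy'=(1+fy)(1+\tilde fy'),\qquad1+yf+y'f=(1+y'\tilde f)(1+yf)
\]
give $\beta(f,y+y')=\beta(f,y)\beta(\tilde f,y')$, and the identities
\[
1+fy+f'y=(1+f'\tilde y)(1+fy),\qquad1+yf+yf'=(1+yf)(1+\tilde yf')
\]
give $\beta(f+f',y)=\beta(f,y)\beta(f',\tilde y)$. Taking $y'\in I$ or $f'\in I$ gives independence modulo $I$. Then $\tilde f,\tilde y$ may be replaced by $f,y$, and the two formulas express biadditivity.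

(b) The quotient $\beta(af,y)/\beta(f,ya)$ is $\Theta(1+a\cdot fy)/\Theta(1+fy\cdot a)$, which is $1$ by \eqref{eq:trace} since $fy\in I$. The quotient $\beta(fa,y)/\beta(f,ay)$ is $\Theta(1+a\cdot yf)/\Theta(1+yf\cdot a)=1$, since $yf\in I$.

(c) Numerator and denominator are both $\Theta_P(1+x^2)$.

(d) Let $g=1+f$ and $z=xg^{-1}\in I'(P)$, so that $x=zg=z+zf\equiv z$ modulo $I$. Then $g(1+x)g^{-1}=1+gz$, and $[g,1+x]=(1+gz)(1+zg)^{-1}$. We have $1+gz=(1+z)(1+a)$ with $a=(1+z)^{-1}fz\in I(P)$, and $1+zg=(1+b)(1+z)$ with $b=zf(1+z)^{-1}\in I(P)$. So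
\[
[g,1+x]=(1+z)(1+a)(1+z)^{-1}\cdot(1+b)^{-1}\in1+I(P).
\]
Let $z'=z(1+z)^{-1}=(1+z)^{-1}z$. The first factor is $1+fz'$, and $1+b$ is conjugate to $1+z'f$. Hence $\Theta_P([g,1+x])=\beta(f,z')=\beta(f,x)$, as $z'\equiv z\equiv x$ modulo $I$ by \eqref{eq:radkills}.
\end{proof}

By (a) and (b), the elements $x\in I'(P,Q)$ with $\gamma(x,y)=1$ for all $y\in I'(Q,P)$ form an ideal of $\mathcal{C}$ that contains $I$ and is contained in $I'$. By minimality there are two cases.
\begin{description}
\item[Trivial case] $\gamma\equiv1$.
\item[Nondegenerate case] for all $P,Q$, if $x\in I'(P,Q)$ and $\gamma(x,\cdot)=1$, then $x\in I$.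
\end{description}
If $I=0$ the pairing is trivial. The nondegenerate case does occur later in the induction.

\begin{example}\label{ex:heis}
Let $k'$ be the quadratic extension of $\Bbbk$, with conjugation $\lambda\mapsto\lambda^c$. Identify $\Bbbk^2$ with $k'$, so that $M_2(\Bbbk)=k'\oplus k'c$ with $c\lambda=\lambda^cc$ and $c^2=1$. Let $A\in k'\setminus\Bbbk$, let $E\subset M_2(\mathfrak{o}_3)$ be the preimage of $k'$, the centralizer of $A$, let $I(M)=\pi^2M_2(\mathfrak{o}_3)$, and let $\Theta(1+\pi^2x)=\psi(\operatorname{tr}A\bar x)$ with $\psi$ as in Section~\ref{sec:example}. This is the situation at the object $(\mathfrak{o}_3^2,A)$ after one application of Section~\ref{sec:A} to free $\mathfrak{o}_3$-modules. Take $I'(M)=\{\pi x:\bar x\in k'c\}$; then $J(M,M)\cong k'c$ is a simple bimodule over $k'$. For $\bar x=\lambda c$, $\bar y=\mu c$ we have $\bar x\bar y-\bar y\bar x=\delta$ with $\delta=\lambda\mu^c-\lambda^c\mu=-\delta^c$, and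
\[
\gamma(\pi x,\pi y)=\psi(A\delta+A^c\delta^c)=\psi\bigl((A-A^c)\delta\bigr).
\]
For $\lambda\ne0$, as $\mu$ varies $\delta$ runs through the $\Bbbk$-line $\{\nu-\nu^c\}$, which is spanned by $A-A^c$, so $(A-A^c)\delta$ runs through $\Bbbk$. Hence $\gamma$ is nondegenerate.
\end{example}

\section{The trivial case: Clifford theory}\label{sec:A}

Assume $\gamma\equiv1$. By Lemma~\ref{lem:beta}(d), commutators in $1+I'(P)$ lie in $\ker\Theta_P$. So $1+I'(P)$ acts on representations in $R_\Theta(G_P)$ through an abelian quotient, hence by linear characters that extend $\Theta_P$. To apply induction we realize the stabilizers of these characters as automorphism groups in a $p$-finite category. We take \eqref{eq:trace} as the definition of its morphisms.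

\begin{definition}
The objects of $\mathcal{C}'$ are the pairs $(P,\theta_P)$ with $\theta_P$ a linear character of $1+I'(P)$ extending $\Theta_P$. A morphism $(P,\theta_P)\to(Q,\theta_Q)$ is a morphism $f\colon P\to Q$ of $\mathcal{C}$ such that
\begin{equation}\label{eq:Cprime}
\theta_Q(1+fx)=\theta_P(1+xf)\qquad\text{for all }x\in I'(Q,P).
\end{equation}
Put $\Theta'_{(P,\theta_P)}=\theta_P$.
\end{definition}

For free $\mathfrak{o}_2$-modules, $I=0$ and $I'=(\pi)$, the objects are pairs $(\mathfrak{o}_2^n,\theta_A)$ with $A\in M_n(\Bbbk)$. Condition \eqref{eq:Cprime} for $f\colon(\mathfrak{o}_2^n,\theta_A)\to(\mathfrak{o}_2^m,\theta_B)$ reads $\psi(\operatorname{tr}B\bar f\bar x)=\psi(\operatorname{tr}\bar fA\bar x)$ for all $x$, that is, $B\bar f=\bar fA$. So $\mathcal{C}'/I'$ is the category of finite-dimensional $\Bbbk[t]$-modules.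

\begin{lemma}\label{lem:Cprime}
The triple $(\mathcal{C}',I',\Theta')$ is a datum. The direct sum of $(P,\theta_P)$ and $(Q,\theta_Q)$ is $(P\oplus Q,\theta)$, with the inclusions and projections of $\mathcal{C}$ and
\begin{equation}\label{eq:thetasum}
\theta\begin{pmatrix}a&b\\c&d\end{pmatrix}=\theta_P(a-bd^{-1}c)\,\theta_Q(d).
\end{equation}
Moreover $\operatorname{Aut}_{\mathcal{C}'}(P,\theta_P)$ is the stabilizer of $\theta_P$ in $G_P$, and the isomorphism classes of $\mathcal{C}'$ that lie over $[P]$ correspond to the $G_P$-orbits of characters $\theta_P$.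
\end{lemma}

\begin{proof}
\emph{Composition.} Identities satisfy \eqref{eq:Cprime}. If $f\colon(P,\theta_P)\to(Q,\theta_Q)$ and $g\colon(Q,\theta_Q)\to(S,\theta_S)$ are morphisms and $x\in I'(S,P)$, then $\theta_S(1+g\cdot fx)=\theta_Q(1+f\cdot xg)=\theta_P(1+xgf)$.

\emph{Sums.} The zero morphism satisfies \eqref{eq:Cprime}. Let $f,f'$ satisfy it, let $x\in I'(Q,P)$ and put $y=x(1+fx)^{-1}=(1+xf)^{-1}x\in I'(Q,P)$. Then $1+fx+f'x=(1+f'y)(1+fx)$ and $1+xf+xf'=(1+xf)(1+yf')$. Applying $\theta_Q$ and $\theta_P$ shows that $f+f'$ satisfies \eqref{eq:Cprime}. A nonempty subset of a finite group that is closed under addition is a subgroup, so the Hom sets of $\mathcal{C}'$ are finite $p$-groups.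

\emph{The ideal $I'$.} For $f\in I'(P,Q)$ and $x\in I'(Q,P)$ we have $fx,xf\in I$, and \eqref{eq:Cprime} says $\gamma(f,x)=1$. So $I'(P,Q)$ consists of morphisms of $\mathcal{C}'$. It is an ideal of $\mathcal{C}'$ that is nilpotent on each object, so it lies in the radical of $\mathcal{C}'$.

\emph{Direct sums.} Let $K=1+I'(P\oplus Q)$. In terms of \eqref{eq:factor}, formula \eqref{eq:thetasum} says $\theta(ulv)=\theta_L(l)$ with $\theta_L=\theta_P\times\theta_Q$. As $K_L$ normalizes $K_U$ and $K_V$, the function $\theta$ satisfies $\theta(uh)=\theta(hv)=\theta(h)$ and $\theta(lh)=\theta(hl)=\theta_L(l)\theta(h)$ for $h\in K$. Hence $\theta(ulv\cdot u'l'v')=\theta_L(l)\theta(vu')\theta_L(l')$, and $\theta$ is a homomorphism if $\theta(vu)=1$ for all $u\in K_U$, $v\in K_V$. For $u=1+x$ and $v=1+y$ we have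
\[
vu=\begin{pmatrix}1&x\\y&1+yx\end{pmatrix},\qquad1-x(1+yx)^{-1}y=1-(1+xy)^{-1}xy=(1+xy)^{-1},
\]
so $\theta(vu)=\Theta_P(1+xy)^{-1}\Theta_Q(1+yx)=\gamma(x,y)^{-1}=1$. This is the second use of $\gamma\equiv1$. The character $\theta$ extends $\Theta_{P\oplus Q}$ by Lemma~\ref{lem:datum}(b) and \eqref{eq:factor} for $I$. Formula \eqref{eq:thetasum} gives
\[
\theta\begin{pmatrix}1+x_1&x_2\\0&1\end{pmatrix}=\theta\begin{pmatrix}1+x_1&0\\x_2&1\end{pmatrix}=\theta_P(1+x_1),\qquad
\theta\begin{pmatrix}1&0\\x_1&1+x_2\end{pmatrix}=\theta\begin{pmatrix}1&x_1\\0&1+x_2\end{pmatrix}=\theta_Q(1+x_2),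
\]
and these four equations are \eqref{eq:Cprime} for $\iota_P,\pi_P,\iota_Q,\pi_Q$. So $(P\oplus Q,\theta)$ is a direct sum in $\mathcal{C}'$. The zero object is $(0,1)$.

\emph{Idempotents.} Let $\varepsilon=\varepsilon^2\in\operatorname{End}_{\mathcal{C}'}(P,\theta_P)$ and let $P=P_1\oplus P_2$ be the decomposition in $\mathcal{C}$ with $\varepsilon=\iota_1\pi_1$. By \eqref{eq:Cprime} for $\varepsilon$, we have $\theta_P(1+\varepsilon x(1-\varepsilon))=\theta_P(1+x(1-\varepsilon)\varepsilon)=1$ and $\theta_P(1+(1-\varepsilon)x\varepsilon)=\theta_P(1+\varepsilon(1-\varepsilon)x)=1$. So $\theta_P$ is trivial on both unipotent factors in \eqref{eq:factor}, and it is given by \eqref{eq:thetasum} from its restrictions $\theta_1,\theta_2$ to the diagonal blocks. These extend $\Theta_{P_1},\Theta_{P_2}$. Hence $(P,\theta_P)=(P_1,\theta_1)\oplus(P_2,\theta_2)$, and $\varepsilon$ splits in $\mathcal{C}'$.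

Thus $\mathcal{C}'$ is $p$-finite. If $f,g$ are morphisms of $\mathcal{C}'$ in opposite directions and one of them lies in $I'$, then \eqref{eq:trace} for $\Theta'$ is \eqref{eq:Cprime} for the other one. Finally, for an isomorphism $g\colon P\to Q$ of $\mathcal{C}$, substitute $x'=xg$ in \eqref{eq:Cprime}: the condition becomes $\theta_Q(1+gx'g^{-1})=\theta_P(1+x')$ for all $x'\in I'(P)$. It then holds for $g^{-1}$ too, and the last two claims follow.
\end{proof}

\begin{proposition}\label{prop:A}
For a representation $\rho$ of $\operatorname{Aut}_{\mathcal{C}'}(P,\theta_P)$ let $\Phi(\rho)$ be its induction to $G_P$. Then $\Phi\colon R(\mathcal{C}',I',\Theta')\to R(\mathcal{C},I,\Theta)$ is bijective on irreducible representations and commutes with the products and with $\Delta$.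
\end{proposition}

\begin{proof}
An irreducible representation of $G_P$ lies in $R_\Theta(G_P)$ if and only if its restriction to $1+I'(P)$ contains some character $\theta_P$ extending $\Theta_P$: one direction was shown at the start of this section, and the other holds as $\Theta_P$ is invariant. So Clifford's theorem and Lemma~\ref{lem:Cprime} give the bijection. Let $(P,\theta)=(P_1,\theta_1)\oplus(P_2,\theta_2)$, $G=G_P$ and $K=1+I'(P)$. Since the inclusions and projections lie in $\mathcal{C}'$, a matrix lies in $\operatorname{End}_{\mathcal{C}'}(P,\theta)$ if and only if its entries are morphisms of $\mathcal{C}'$. Hence $G_\theta,U_\theta,V_\theta,L_\theta$ are the groups $G,U,V,L$ for this decomposition in $\mathcal{C}'$. The character $\theta$ is trivial on $K_U$ and $K_V$, and Lemma~\ref{lem:clifford}(c) with $\rho=\rho_1\otimes\rho_2$ reads $\Phi(\rho_1)\Phi(\rho_2)=\Phi(\rho_1\rho_2)$. Corollary~\ref{cor:transport} gives the compatibility with $\Delta$.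
\end{proof}

\section{The nondegenerate case: Heisenberg representations}\label{sec:B}

Assume that $\gamma$ is nondegenerate. Then $1+I'(P)$ has a unique irreducible representation $W_P$ lying over $\Theta_P$, which is therefore invariant under $G_P$. We want to write each $\pi$ in $R_\Theta(G_P)$ as $W_P\otimes\rho$ with $\rho$ a representation of a smaller group. Passing to the quotient $G_P/(1+I'(P))$ would give only projective representations, since $\Theta_P$ does not survive in it. We look instead for a subgroup $G_1$ with $G_1(1+I'(P))=G_P$ and $G_1\cap(1+I'(P))=1+I(P)$, which is the automorphism group of $P$ in a subcategory $\mathcal{C}_1$. Three things are needed: the subcategory, an action of $G_1$ on $W_P$, and the compatibility of these actions with direct sums.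

\subsection{The bimodule $J$}

\begin{lemma}\label{lem:J}
There is an indecomposable $A=A_i$, with $k=k_i$, such that $J(A_s,A_t)=0$ unless $s=t=i$. The $k$-bimodule $\mathfrak{j}=J(A,A)$ has the form $kx_0$ with $x_0\lambda=\tau(\lambda)x_0$ for an automorphism $\tau\ne1$ of $k$. In particular $|k|\ge4$. For all $P,Q$ we have $|J(P,Q)|=|J(Q,P)|$, and every character of the additive group $J(Q,P)$ is $\gamma(x,\cdot)$ for some $x\in I'(P,Q)$.
\end{lemma}

\begin{proof}
Choose $i,j$ and $x\in I'(A_i,A_j)$ with $x\notin I$. By minimality $I'$ is generated by $I$ and $x$, so $J(A_s,A_t)$ is spanned by the classes of the elements $bxa$ with $a\colon A_s\to A_i$ and $b\colon A_j\to A_t$. If $s\ne i$ or $t\ne j$, then $a$ or $b$ lies in the radical, and $bxa\in I$ by \eqref{eq:radkills}. So $J$ vanishes on all pairs except $(A_i,A_j)$. By \eqref{eq:radkills}, $J(A_i,A_j)$ is a $k_j$-$k_i$-bimodule; it is generated by each nonzero element, so it is simple. Nondegeneracy gives $J(A_j,A_i)\ne0$, so $i=j$. The map $\lambda\otimes\mu\mapsto(\lambda\tau(\mu))_\tau$ is an isomorphism $k\otimes_{\mathbb{F}_p}k\cong\prod_{\tau\in\operatorname{Gal}(k/\mathbb{F}_p)}k$,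 so a simple bimodule has the stated form.

Let $\psi_0(\nu)=\gamma(x_0,\nu x_0)$, an additive character of $k$. By Lemma~\ref{lem:beta}(b), $\gamma(\lambda x_0,\mu x_0)=\gamma(x_0,\mu x_0\lambda)=\psi_0(\mu\tau(\lambda))$, and $\psi_0\ne1$ by nondegeneracy. Suppose $\tau=1$. Then Lemma~\ref{lem:beta}(c) gives $\psi_0(\lambda^2)=1$ for all $\lambda$. For $p=2$ every element of $k$ is a square, and for odd $p$ we have $\nu=(\frac{\nu+1}2)^2-(\frac{\nu-1}2)^2$. So $\psi_0=1$, a contradiction. Since $k$ has a nontrivial automorphism, $|k|\ge p^2\ge4$.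

Nondegeneracy says that $x\mapsto\gamma(x,\cdot)$ embeds $J(P,Q)$ in the character group of $J(Q,P)$. So $|J(P,Q)|\le|J(Q,P)|$; by symmetry we have equality, and the embedding is onto.
\end{proof}

Only the summands isomorphic to $A$ interact with $J$. To isolate them, let $T(P)=\operatorname{Hom}(A,P)/\operatorname{rad}(A,P)$. This is a $k$-vector space whose dimension $n(P)$ is the multiplicity of $A$ in $P$. The functor $T$ is additive. It is full, because $T(A_s)=0$ for $s\ne i$ and $\operatorname{End}(A)\to\operatorname{End}_k(T(A))=k$ is onto. Let $\mathfrak{c}$ be the ideal of morphisms $f$ with $T(f)=0$. It contains $\operatorname{rad}$, and its elements with source or target $A$ lie in $\operatorname{rad}$: a component between $A$ and $A_s$ is in the radical automatically for $s\ne i$, and by $T(f)=0$ for $s=i$. Let $x\in I'(P,Q)$, $f\in\mathfrak{c}(Q,S)$, and $Q=\bigoplus B_b$ with $B_b$ indecomposable. In $fx=\sum_b(f\iota_b)(\pi_bx)$, either $B_b\cong A$ and $f\iota_b\in\operatorname{rad}$, or $B_b\not\cong A$ and $\pi_bx\in I$ by Lemma~\ref{lem:J}. So $\mathfrak{c}I'\subset I$,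 and the same argument with the factors reversed gives $I'\mathfrak{c}\subset I$. Thus Lemma~\ref{lem:beta} applies to $\mathfrak{c}$. Put
\[
\mathfrak{n}(P,Q)=\{f\in\mathfrak{c}(P,Q):\ \beta(f,y)=1\text{ for all }y\in I'(Q,P)\}.
\]
By Lemma~\ref{lem:beta}(a),(b) this is an ideal containing $I$. Nondegeneracy gives $\mathfrak{n}\cap I'=I$. For $f\in\mathfrak{c}(P,Q)$, Lemma~\ref{lem:J} provides $x\in I'(P,Q)$ with $\beta(f,\cdot)=\gamma(x,\cdot)$, and then $f-x\in\mathfrak{n}$. Hence
\begin{equation}\label{eq:n}
\mathfrak{n}\cap I'=I,\qquad\mathfrak{n}+I'=\mathfrak{c}.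
\end{equation}
So $\mathfrak{n}$ is a complement to $I'$ modulo $I$ inside $\mathfrak{c}$. It remains to extend this complement from $\mathfrak{c}$ to all morphisms.

\subsection{The subcategory $\mathcal{C}_1$}

\begin{lemma}\label{lem:E1}
There is a subring $E_1\subset E$ containing $1$ such that $E_1\cap\mathfrak{c}(M)=\mathfrak{n}(M)$, $E_1+I'(M)=E$ and $E_1\cap I'(M)=I(M)$.
\end{lemma}

\begin{proof}
Let $n=n(M)$, $\bar E=E/\mathfrak{n}(M)$ and $\bar J=\mathfrak{c}(M)/\mathfrak{n}(M)$. By \eqref{eq:n}, $\bar J\cong J(M,M)$ as an $E$-bimodule, and $\mathfrak{c}\mathfrak{c}\subset\mathfrak{c}\mathfrak{n}+\mathfrak{c}I'\subset\mathfrak{n}$, so $\bar J^2=0$. As $T$ is full, $\bar E/\bar J=E/\mathfrak{c}(M)\cong M_n(k)$. Writing $M=A^n\oplus M'$ and using Lemma~\ref{lem:J}, we get $\bar J\cong M_n(\mathfrak{j})$ as a bimodule over $M_n(k)$.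

The element $p\cdot1$ is central in $\bar E$ and lies in $\bar J$. An element of $M_n(\mathfrak{j})$ that commutes with the matrix units is $\operatorname{diag}(j,\dots,j)$. If it also commutes with the scalars, then $\lambda j=j\lambda=\tau(\lambda)j$ for all $\lambda\in k$, so $j=0$ because $\tau\ne1$. Thus $p\bar E=0$, and $\bar E$ is a finite-dimensional $\mathbb{F}_p$-algebra with radical $\bar J$. Wedderburn's principal theorem states that a finite-dimensional algebra over a perfect field has a subalgebra that maps isomorphically onto the quotient by the radical. So $\bar E=S\oplus\bar J$ with $S\cong M_n(k)$. The element $1-1_S$ is an idempotent in $\bar J$, so it is $0$, and $1\in S$. Let $E_1$ be the preimage of $S$. Then $E_1\cap\mathfrak{c}(M)=\mathfrak{n}(M)$ and $E_1+\mathfrak{c}(M)=E$, and the other two equations follow from \eqref{eq:n}.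
\end{proof}

The condition $\tau\ne1$ cannot be dropped here: the ring $\mathbb{Z}/p^2$, with $\bar J=p\mathbb{Z}/p^2$ and $\tau=1$, has no subring complementary to $\bar J$.

Identify $\mathcal{C}$ with the category of pairs $(r,\varepsilon)$ in \eqref{eq:pairs}. Let $\mathcal{C}_1$ be the subcategory whose objects are the pairs with $\varepsilon\in M_r(E_1)$ and whose morphisms are $\eta M_{s\times r}(E_1)\varepsilon$. It is $p$-finite: direct sums are block sums, as in $\mathcal{C}$, and an idempotent $\varepsilon'\in\varepsilon M_r(E_1)\varepsilon$ splits through $(r,\varepsilon')$. Applying Lemma~\ref{lem:E1} to matrix entries gives, for objects of $\mathcal{C}_1$,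
\begin{equation}\label{eq:C1}
\operatorname{Hom}_{\mathcal{C}_1}+I'=\operatorname{Hom}_{\mathcal{C}},\qquad\operatorname{Hom}_{\mathcal{C}_1}\cap I'=I,\qquad\operatorname{Hom}_{\mathcal{C}_1}\cap\mathfrak{c}=\mathfrak{n}.
\end{equation}
So $I$ is an ideal of $\mathcal{C}_1$, nilpotent on each object, and $(\mathcal{C}_1,I,\Theta)$ is a datum. Since $I'\subset\mathfrak{c}$, the restriction of $T$ to $\mathcal{C}_1$ is still full.

\begin{lemma}\label{lem:C1}
The inclusion $\mathcal{C}_1\to\mathcal{C}$ is bijective on isomorphism classes, and an object of $\mathcal{C}_1$ is indecomposable in $\mathcal{C}_1$ if and only if it is indecomposable in $\mathcal{C}$. For $P$ in $\mathcal{C}_1$ let $G=\operatorname{Aut}_{\mathcal{C}}(P)$ and $G_1=\operatorname{Aut}_{\mathcal{C}_1}(P)$. Then $G=G_1(1+I'(P))$ and $G_1\cap(1+I'(P))=1+I(P)$, and the map $G_1\to\mathrm{GL}(T(P))$ is surjective with kernel $G_1\cap(1+\mathfrak{n}(P))$.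
\end{lemma}

\begin{proof}
\emph{Surjectivity.} Let $\varepsilon\in M_r(E)$ be idempotent. We have $E/I'(M)\cong E_1/I(M)$, and idempotents lift modulo the nilpotent ideal $M_r(I(M))$. So there is an idempotent $\varepsilon_1\in M_r(E_1)$ with $\varepsilon_1\equiv\varepsilon$ modulo $M_r(I'(M))$. The morphisms $\varepsilon_1\varepsilon\colon(r,\varepsilon)\to(r,\varepsilon_1)$ and $\varepsilon\varepsilon_1$ have composites $\varepsilon\varepsilon_1\varepsilon$ and $\varepsilon_1\varepsilon\varepsilon_1$, which are congruent to the identities modulo $I'\subset\operatorname{rad}$, hence invertible. So $\varepsilon_1\varepsilon$ is an isomorphism.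

\emph{Injectivity.} Let $f\colon P\to Q$ be an isomorphism in $\mathcal{C}$ between objects of $\mathcal{C}_1$. Write $f=f_1+x$ and $f^{-1}=g_1+y$ with $f_1,g_1$ in $\mathcal{C}_1$ and $x,y\in I'$. Then $g_1f_1-1$ and $f_1g_1-1$ lie in $\operatorname{Hom}_{\mathcal{C}_1}\cap I'=I$, so $g_1f_1$ and $f_1g_1$ are invertible in $\mathcal{C}_1$, and $f_1$ is an isomorphism in $\mathcal{C}_1$.

If $P\cong P'\oplus P''$ in $\mathcal{C}$, we may take $P',P''$ in $\mathcal{C}_1$ by surjectivity, and the isomorphism holds in $\mathcal{C}_1$ by injectivity. This gives the claim on indecomposables. For $P=Q$ the argument for injectivity gives $f=f_1(1+f_1^{-1}x)$ with $f_1\in G_1$. The intersection and the kernel are computed by \eqref{eq:C1}. Finally, $G\to\mathrm{GL}(T(P))$ is the projection to a factor of \eqref{eq:units}, so it is onto, and it is trivial on $1+I'(P)$. Hence $G_1$ has the same image.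
\end{proof}

From now on $A$ denotes an object of $\mathcal{C}_1$ in its isomorphism class, and all objects, decompositions and isomorphisms are taken in $\mathcal{C}_1$.

\subsection{The representations $W_P$}

Let $H_P=(1+I'(P))/\ker\Theta_P$ and $Z=(1+I(P))/\ker\Theta_P$. By Lemma~\ref{lem:datum}(a), $\ker\Theta_P$ is normal in $G$ and conjugation by $G$ fixes $Z$ pointwise; in particular $Z$ is central in $H_P$. As $I'I'\subset I$, we have $H_P/Z\cong J(P,P)$, and by Lemma~\ref{lem:beta}(d), $\Theta_P([1+x,1+y])=\gamma(x,y)$. Let $W$ be an irreducible representation of $H_P$ on which $Z$ acts by $\Theta_P$; one exists inside $\operatorname{Ind}_Z^{H_P}\Theta_P$. For $h\notin Z$ choose $h'$ with $\Theta_P([h',h])\ne1$. Then $\operatorname{tr}W(h)=\operatorname{tr}W(h'hh'^{-1})=\Theta_P([h',h])\operatorname{tr}W(h)$, so the character of $W$ vanishes off $Z$. From $1=\langle W,W\rangle=|Z|(\dim W)^2/|H_P|$ we get $\dim W=|J(P,P)|^{1/2}$, a power of $p$. So the character is determined and $W$ is unique up to isomorphism. We fix a model $W_P$ and view it as a representation of $1+I'(P)$.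 Every representation of $1+I'(P)$ on which $1+I(P)$ acts by $\Theta_P$ is a multiple of $W_P$.

\begin{lemma}\label{lem:inv}
Let $P=P_1\oplus\dots\oplus P_s$, let $U'\subset1+I'(P)$ be the group of upper unitriangular matrices with off-diagonal entries in $I'$, and let $L'=\prod_a(1+I'(P_a))$. Then $W_P^{U'}\cong\bigotimes_aW_{P_a}$ as representations of $L'$; in particular $W_P^{U'}$ is irreducible. The same holds for the lower unitriangular group $V'$.
\end{lemma}

\begin{proof}
The character of $W_P$ vanishes outside $1+I(P)$, and $\Theta_P=1$ on $U'\cap(1+I(P))$ by Lemma~\ref{lem:datum}(c). Using $|J(P_a,P_b)|=|J(P_b,P_a)|$ we get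
\[
\dim W_P^{U'}=\dim W_P\cdot\frac{|U'\cap(1+I(P))|}{|U'|}=\frac{\prod_{a,b}|J(P_b,P_a)|^{1/2}}{\prod_{a<b}|J(P_b,P_a)|}=\prod_a|J(P_a,P_a)|^{1/2}.
\]
The group $L'$ normalizes $U'$, and $1+I(P_a)$ acts by $\Theta_{P_a}$. So $W_P^{U'}$ is a multiple of $\bigotimes_aW_{P_a}$, which has the same dimension. Reversing the order of the summands exchanges $U'$ and $V'$.
\end{proof}

By Lemma~\ref{lem:beta}(d) and the definition of $\mathfrak{n}$, an element $1+f\in G_1$ with $f\in\mathfrak{n}(P)$ acts trivially on $H_P$ by conjugation. By Lemma~\ref{lem:C1}, the action of $G_1$ on $H_P$ factors through $\mathrm{GL}(T(P))$. This is the gain from passing to $\mathcal{C}_1$: the acting group is a general linear group over a finite field, whose Sylow $p$-subgroups and linear characters we know.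

\begin{definition}
A \emph{Weil representation for $P$} is a representation $\omega$ of $G_1$ on the space $W_P$ that factors through $\mathrm{GL}(T(P))$ and satisfies $\omega(g)W_P(h)\omega(g)^{-1}=W_P(ghg^{-1})$ for $g\in G_1$, $h\in1+I'(P)$.
\end{definition}

\begin{lemma}\label{lem:weil}
A Weil representation for $P$ exists. If $n(P)=0$ it is the trivial representation. If $n(P)\ge1$ and $\omega$ is one, the others are the twists $(\chi\circ\det T)\otimes\omega$ by the characters $\chi$ of $k^\times$.
\end{lemma}

\begin{proof}
Let $\Gamma=\mathrm{GL}(T(P))$ and $n=n(P)$. For $n=0$ the group $\Gamma$ is trivial, so let $n\ge1$. By Schur's lemma two Weil representations differ by a linear character of $\Gamma$, and a twist by such a character is again a Weil representation. For $\lambda\in k\setminus\{0,1\}$ the elementary matrix $1+(\lambda-1)xe_{ab}$ is the commutator of $1+(\lambda-1)e_{aa}$ and $1+xe_{ab}$. So linear characters of $\Gamma$ are trivial on $\mathrm{SL}_n(k)$ and factor through the determinant.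

For existence, note that by uniqueness of $W_P$ there are operators $t_g$, $g\in\Gamma$, with the intertwining property, unique up to scalars. Write $t_gt_{g'}=\alpha(g,g')t_{gg'}$. Then $\alpha$ is a $2$-cocycle, and the $t_g$ can be rescaled to a representation of a subgroup exactly when the class $[\alpha]\in H^2(\Gamma,\mathbb{C}^\times)$ restricts to $0$ on that subgroup. Taking determinants shows that $\alpha^{\dim W_P}$ is a coboundary, so $[\alpha]$ has $p$-power order. For a Sylow $p$-subgroup $X$ of $\Gamma$, restriction followed by corestriction is multiplication by $[\Gamma:X]$, which is prime to $p$. So it suffices to rescale the $t_g$ to a representation of $X$.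

By Lemma~\ref{lem:C1}, each indecomposable summand of $P$ in $\mathcal{C}_1$ has $\dim T\le1$. Grouping the summands, write $P=P_1\oplus\dots\oplus P_n$ with $\dim T(P_a)=1$. Let $X$ be the upper unitriangular group for $T(P)=\bigoplus T(P_a)$, let $\mathcal{U}\subset G$ be the upper unitriangular group for $P=\bigoplus P_a$, and let $U'=\mathcal{U}\cap(1+I'(P))$ and $L'$ be as in Lemma~\ref{lem:inv}. Since $T$ is full on $\mathcal{C}_1$, each $x\in X$ lifts to some $g\in G_1\cap\mathcal{U}$. This $g$ normalizes $U'$, so $t_x$ preserves $W_P^{U'}$. For $h\in L'$ the commutator $[g,h]$ lies in $1+I'(P)$, which is normal, and in $\mathcal{U}$, which $h$ normalizes; so $[g,h]\in U'$. For $w\in W_P^{U'}$ we get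
\[
t_xW_P(h)w=W_P([g,h])\,W_P(h)t_xw=W_P(h)t_xw .
\]
By Lemma~\ref{lem:inv} and Schur's lemma, $t_x$ acts on $W_P^{U'}$ as a scalar. Normalize $t_x$ so that this scalar is $1$. Then $t_xt_{x'}$ and $t_{xx'}$ are proportional and agree on $W_P^{U'}\ne0$, so they are equal.
\end{proof}

\subsection{A compatible choice of Weil representations}

The ambiguity in Lemma~\ref{lem:weil} must be removed in a way that respects direct sums. We need two operations on Weil representations.

\emph{Transport.} Let $\varphi\colon P\to Q$ be an isomorphism. By uniqueness of $W_Q$ and Lemma~\ref{lem:datum}(a), there is $t\colon W_P\to W_Q$, unique up to a scalar, with $tW_P(h)t^{-1}=W_Q(\varphi h\varphi^{-1})$. For a Weil representation $\omega$ for $P$, put $(\varphi_*\omega)(g)=t\,\omega(\varphi^{-1}g\varphi)\,t^{-1}$; this is a Weil representation for $Q$. If $P=Q$ we may take $t=\omega(\varphi)$, so $\varphi_*\omega=\omega$. Hence $\varphi_*\omega$ does not depend on $\varphi$.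

\emph{Components.} Let $P=P_1\oplus P_2$, with $U',V',L'$ as in Lemma~\ref{lem:inv}, and let $L_1=\operatorname{Aut}_{\mathcal{C}_1}(P_1)\times\operatorname{Aut}_{\mathcal{C}_1}(P_2)$. Let $\omega$ be a Weil representation for $P$. Since $L_1$ normalizes $U'$, it acts through $\omega$ on $W_P^{U'}$, which we identify with $W_{P_1}\otimes W_{P_2}$ by an $L'$-isomorphism, unique up to a scalar. Let $\omega^\circ$ be any Weil representation for $P_1$. For $g_1\in\operatorname{Aut}_{\mathcal{C}_1}(P_1)$, the operators $\omega(g_1)$ and $\omega^\circ(g_1)\otimes1$ conjugate the irreducible action of $L'$ in the same way, so they are proportional. Thus $\omega(g_1)=\omega_1(g_1)\otimes1$ on $W_P^{U'}$ for a unique operator $\omega_1(g_1)$. The map $\omega_1$ is multiplicative, depends only on $T(g_1)$, and is a Weil representation for $P_1$. The same argument gives $\omega_2$. We call $\omega_1,\omega_2$ the \emph{components} of $\omega$ for the ordered decomposition $(P_1,P_2)$. They are compatible with transport along $\varphi=\varphi_1\oplus\varphi_2$, because $t$ maps $W_P^{U'}$ to the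 corresponding space for $Q$ and is proportional there to $t_1\otimes t_2$.

\begin{lemma}\label{lem:UV}
The map $e_{U'}\colon W_P^{V'}\to W_P^{U'}$ is an isomorphism that commutes with $L'$ and with $\omega(L_1)$. Hence $e_{U'}e_{V'}W_P=W_P^{U'}$, and the second component of $\omega$ for $(P_1,P_2)$ is the first component of $\omega$ for $(P_2,P_1)$.
\end{lemma}

\begin{proof}
The map is equivariant because $L'$ and $L_1$ normalize $U'$ and $V'$. Source and target are irreducible for $L'$, so it suffices to show $e_{U'}e_{V'}\ne0$ on $W_P$. For $u=1+x\in U'$ and $v=1+y\in V'$ the off-diagonal entries of $uv$ are $x$ and $y$. So $uv\in1+I(P)$ only if $x,y\in I$, and then $\Theta_P(uv)=\Theta_P(u)\Theta_P(v)=1$. Therefore every term of $\sum_{u,v}\operatorname{tr}W_P(uv)$ is $0$ or $\dim W_P$, and the term $u=v=1$ is positive. The last claim holds because $V'$ is the upper unitriangular group for $(P_2,P_1)$.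
\end{proof}

Fix a Weil representation $\omega_A$ for $A$, and define $\omega_{A'}$ for $A'\cong A$ by transport. If $n(P)=0$, let $\omega_P$ be trivial. If $n(P)\ge1$, choose a decomposition $P=A'\oplus P'$ with $A'\cong A$. Twisting $\omega$ by $\chi\circ\det T$ twists its first component by the character $\chi$ of $\mathrm{GL}(T(A'))=k^\times$. By Lemma~\ref{lem:weil}, applied to $P$ and to $A'$, there is a unique Weil representation $\omega_P$ for $P$ whose first component for $(A',P')$ is $\omega_{A'}$. Any two such decompositions are related by an element $g\in G_1$, by cancellation in $\mathcal{C}_1$. Since $g_*\omega_P=\omega_P$ and components are compatible with transport, $\omega_P$ does not depend on the decomposition. For the same reason $\varphi_*\omega_P=\omega_Q$ for every isomorphism $\varphi\colon P\to Q$.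

\begin{lemma}\label{lem:compat}
For every decomposition $P=P_1\oplus P_2$ the components of $\omega_P$ are $\omega_{P_1}$ and $\omega_{P_2}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:UV} it suffices to treat the first component $\omega_1$, for all ordered decompositions. If $n(P_1)=0$ there is only one Weil representation for $P_1$. Otherwise write $P_1=A'\oplus P'$, and let $\omega_{11}$ be the first component of $\omega_1$ for $(A',P')$. We must show $\omega_{11}=\omega_{A'}$. Let $U_3'$ be the group of Lemma~\ref{lem:inv} for the three summands $A',P',P_2$. Then $W_P^{U_3'}\cong W_{A'}\otimes W_{P'}\otimes W_{P_2}$ for the group $(1+I'(A'))\times(1+I'(P'))\times(1+I'(P_2))$, and this isomorphism is unique up to a scalar. We compute the action of $g\in\operatorname{Aut}_{\mathcal{C}_1}(A')$ by taking invariants in two stages, in two ways.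

First, $U_3'=(1+I'(P_2,P_1))\cdot(1+I'(P',A'))$. The invariants of the first factor are $W_{P_1}\otimes W_{P_2}$, where $g$ acts as $\omega_1(g)\otimes1$. The second factor lies in $1+I'(P_1)$, so its invariants are $W_{P_1}^{1+I'(P',A')}\otimes W_{P_2}=W_{A'}\otimes W_{P'}\otimes W_{P_2}$, where $g$ acts as $\omega_{11}(g)\otimes1\otimes1$.

Second, $U_3'=(1+I'(P'\oplus P_2,A'))\cdot(1+I'(P_2,P'))$. The invariants of the first factor are $W_{A'}\otimes W_{P'\oplus P_2}$, where $g$ acts as $\omega_{A'}(g)\otimes1$ by the definition of $\omega_P$. The second factor lies in $1+I'(P'\oplus P_2)$ and acts on the second tensor factor only. So on its invariants $g$ acts as $\omega_{A'}(g)\otimes1\otimes1$. Comparing the two results gives $\omega_{11}=\omega_{A'}$.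
\end{proof}

\subsection{Comparison of $\mathcal{C}_1$ and $\mathcal{C}$}

Let $\rho$ be a representation of $G_1$ on which $1+I(P)$ acts by $\Theta_P$. Let $h\in1+I'(P)$ act on $W_P\otimes\rho$ by $W_P(h)\otimes1$, and let $g\in G_1$ act by $\omega_P(g)\otimes\rho(g)$. These actions are compatible with conjugation of $1+I'(P)$ by $G_1$. On $G_1\cap(1+I'(P))=1+I(P)$ both are the scalar $\Theta_P$, because $I\subset\mathfrak{n}$ and so $\omega_P$ is trivial there. Hence they define a representation $F(\rho)$ of $G=G_1(1+I'(P))$ in $R_\Theta(G)$.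

\begin{proposition}\label{prop:B}
The map $F\colon R(\mathcal{C}_1,I,\Theta)\to R(\mathcal{C},I,\Theta)$ is bijective on irreducible representations and commutes with the products and with $\Delta$.
\end{proposition}

\begin{proof}
The map is well defined on isomorphism classes since $\varphi_*\omega_P=\omega_Q$. Let $\pi$ be a representation of $G$ on which $1+I(P)$ acts by $\Theta_P$. Its restriction to $1+I'(P)$ is a multiple of $W_P$. On $\rho=\operatorname{Hom}_{1+I'(P)}(W_P,\pi)$ let $g\in G_1$ act by $\phi\mapsto\pi(g)\phi\,\omega_P(g)^{-1}$; then $1+I(P)$ acts by $\Theta_P$, and evaluation $W_P\otimes\rho\to\pi$ is an isomorphism $F(\rho)\cong\pi$. By Schur's lemma this construction recovers $\rho$ from $F(\rho)$. So $F$ is an equivalence between the representations of $G_1$ and of $G$ lying over $\Theta_P$, and with Lemma~\ref{lem:C1} we obtain the bijection.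

Let $P=P_1\oplus P_2$, and let $U_1,V_1,L_1$ and $r_1$ be the groups and the functor $r$ for $\mathcal{C}_1$. By \eqref{eq:C1} the abelian group $U$ equals $U_1U'$, so $e_U=e_{U_1}e_{U'}$. We claim that $\omega_P(U_1)$ acts trivially on $W_P^{U'}$. An element $u\in U_1$ centralizes $U'$, and $[u,h]\in U\cap(1+I'(P))=U'$ for $h\in L'$. As in the proof of Lemma~\ref{lem:weil}, $\omega_P(u)$ preserves $W_P^{U'}$ and commutes there with $L'$, so it acts by a scalar $\kappa(u)$. The character $\kappa$ of $U_1$ factors through the image $\operatorname{Hom}_k(T(P_2),T(P_1))$ of $U_1$ in $\mathrm{GL}(T(P))$. It is invariant under $L_1$, which preserves $W_P^{U'}$ and maps onto $\mathrm{GL}(T(P_1))\times\mathrm{GL}(T(P_2))$. Invariance under a scalar $\lambda\in k\setminus\{0,1\}$ on $T(P_1)$ gives $\kappa((\lambda-1)x)=1$ for all $x$, so $\kappa=1$. On $W_P\otimes\rho$ the element $e_{U'}$ acts as $e_{U'}\otimes1$, and on its image $e_{U_1}$ acts as $1\otimes e_{U_1}$. Hence $e_U=e_{U'}\otimes e_{U_1}$. Exchanging $P_1$ and $P_2$ gives $e_V=e_{V'}\otimes e_{V_1}$. By Lemma~\ref{lem:UV},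
\[
r(F(\rho))=e_{U'}e_{V'}W_P\otimes e_{U_1}e_{V_1}\rho=W_P^{U'}\otimes r_1(\rho)\cong W_{P_1}\otimes W_{P_2}\otimes r_1(\rho).
\]
Here $L'$ acts on $W_{P_1}\otimes W_{P_2}$ alone, and by Lemma~\ref{lem:compat}, $(g_1,g_2)\in L_1$ acts by $\omega_{P_1}(g_1)\otimes\omega_{P_2}(g_2)\otimes\rho(g_1,g_2)$. As $L=L_1L'$, this says $r(F(\rho))=(F\otimes F)(r_1(\rho))$ in $R(L)$. By Lemma~\ref{lem:C1} the sums that define $\Delta$ in $\mathcal{C}_1$ and in $\mathcal{C}$ have the same index sets. So $F$ commutes with $\Delta$, and with products by Corollary~\ref{cor:transport}.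
\end{proof}

\section{The induction}

\begin{proof}[Proof of Theorem~\ref{thm:data}]
As explained in Section~\ref{sec:data}, we argue by induction on $|\operatorname{End}(M)/I(M)|$ and assume $\mathcal{C}=\operatorname{add}(M)$, $E=\operatorname{End}(M)$. If $I(M)=\operatorname{rad}(E)$, which includes $M=0$, then $I=\operatorname{rad}$ and Proposition~\ref{prop:base} applies. Otherwise choose $I'$ as in Section~\ref{sec:pairing}.

In the trivial case, by Proposition~\ref{prop:A} and bilinearity we may assume $x=\Phi(x')$ and $y=\Phi(y')$ with $x',y'$ representations attached to objects $(M_1,\theta_1)$, $(M_2,\theta_2)$ of $\mathcal{C}'$. Let $(M,\theta)$ be their direct sum. Then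
\[
|\operatorname{End}_{\mathcal{C}'}(M,\theta)/I'(M)|\le|E/I'(M)|<|E/I(M)|,
\]
so the induction hypothesis for the datum $(\mathcal{C}',I',\Theta')$ gives $\Delta(x'y')=\Delta(x')\Delta(y')$. Applying $\Phi\otimes\Phi$ gives $\Delta(xy)=\Delta(x)\Delta(y)$.

In the nondegenerate case, take $M_1,M_2$ in $\mathcal{C}_1$ by Lemma~\ref{lem:C1}. Then $M_1\oplus M_2$ is isomorphic in $\mathcal{C}$, hence in $\mathcal{C}_1$, to the object $(1,1_E)$, whose endomorphism ring in $\mathcal{C}_1$ is $E_1$. By Lemma~\ref{lem:E1}, $|E_1/I(M)|=|E/I'(M)|<|E/I(M)|$. So the induction hypothesis applies to $(\mathcal{C}_1,I,\Theta)$, and Proposition~\ref{prop:B} transports the identity to $(\mathcal{C},I,\Theta)$.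
\end{proof}

This proves Theorem~\ref{thm:cat}, and with it Theorem~\ref{thm:psh}.

\begin{remark}\label{rem:other}
The properties of $R^{\mathfrak{o}}$ that we recalled as known in the introduction can also be read off from the arguments above. Positivity holds because $i$ and $r$ send representations to representations, and the adjointness of product and comultiplication is Lemma~\ref{lem:adj}. For $M_1=0$ or $M_2=0$ we have $U=V=1$, so $i$ and $r$ are identities; this gives the unit and counit axioms for the inclusion of $R_0^{\mathfrak{o}}=\mathbb{Z}$ and the projection onto it, which are adjoint. For compatibility with inflation, take free $\mathfrak{o}_{\ell+1}$-modules, $I=(\pi^\ell)$ and $\Theta=1$. The inflated representations span the based subsystem $R(\mathcal{C},I,1)$, and $e_U,e_V$ act on them through their images at level $\ell$; so inflation commutes with $\Delta$, and with products by Corollary~\ref{cor:transport}. Associativity $(xy)z=x(yz)$ for $M=M_1\oplus M_2\oplus M_3$ follows by the induction just given, since Propositions \ref{prop:base}, \ref{prop:A} and~\ref{prop:B}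 transport products and $R(k)$ is associative. Coassociativity follows by adjunction.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CMO}
Tyrone Crisp, Ehud Meir and Uri Onn, \emph{An inductive approach to representations of general linear groups over compact discrete valuation rings}, arXiv:2005.05553 (2020).

\bibitem{HL}
Howlett and Lehrer, J. Algebra \textbf{165} (1994).

\bibitem{Zel}
Zelevinsky, Lecture Notes in Mathematics \textbf{869}.

\end{thebibliography}
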